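# The Casimir Algebra and the Chevalley Involution on Zero Weight Spaces

## 1. The domain $\bigoplus_\lambda V(\lambda)$ and its zero weight part

Let $\mathfrak g$ be a complex simple Lie algebra, $G$ the simply connected group with this Lie algebra, and $U\subset G$ a maximal unipotent subgroup. Put all simple finite-dimensional modules into one object,
$$R=\bigoplus_{\lambda}V(\lambda)\qquad(\lambda\text{ dominant integral}),$$
and multiply $V(\lambda)\otimes V(\mu)\to V(\lambda+\mu)$ by projecting onto the constituent of highest weight $\lambda+\mu$, which has multiplicity one in the tensor product. This is the Cartan multiplication. It is a textbook fact that, with suitable normalizations, $R$ is the coordinate ring of $G/U$. We use two consequences: $R$ is a commutative domain, and $\mathfrak g$ acts on $R$ by derivations.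

For $\mathfrak{sl}_2$ the ring is $\mathbb C[x,y]$, and $V(m)$ is the space of binary forms of degree $m$. The vectors of weight zero form the subring $\mathbb C[xy]$. In general the vectors of weight zero form a subring $R[0]=\bigoplus_\lambda V(\lambda)[0]$, again a domain.

Here is what the ring is for. On each piece $V(\lambda)[0]$ of $R[0]$ there act an algebra $\mathcal C$, generated by the Casimir operators of the root $\mathfrak{sl}_2$'s, and, when $V(\lambda)$ is self-dual, an operator $\Theta_\lambda$ that comes from the Chevalley involution of $\mathfrak g$ and commutes with $\mathcal C$. If $\Theta_\lambda$ has two different eigenvalues on $V(\lambda)[0]$, then $V(\lambda)[0]$ is certainly reducible under $\mathcal C$. We ask whether this is the only possible reason for reducibility. In a domain, two eigenvectors $x,x'$ with different eigenvalues stay nonzero after multiplication by a third eigenvector $y$, and $xy,x'y$ still have different eigenvalues. So a non-scalar involution spreads from $\lambda$ to $\lambda+\mu$. Starting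 from small non-scalar cases this eliminates nearly all $\lambda$, and what survives is a short explicit list on which irreducibility can be proved.

## 2. Casimir operators, the involution $\Theta$, and the theorem

Let $\mathfrak h$ be a Cartan subalgebra, $\Phi$ the root system, $\Phi_+$ the positive roots, $W$ the Weyl group with longest element $w_0$, $Q$ the root lattice, $\theta$ the highest root, $\rho$ half the sum of the positive roots. Let $(\cdot,\cdot)$ be a $W$-invariant inner product; we identify $\mathfrak h$ with $\mathfrak h^*$, so $h_\alpha=2\alpha/(\alpha,\alpha)$. By the norm of a weight $x$ we mean $(x,x)=|x|^2$. We write $x\sim y$ if $x,y$ are conjugate under $W$. We recall three textbook facts.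

1. (F1) For $\mu$ dominant, $V(\mu)[0]\ne0$ if and only if $\mu\in Q$.
2. (F2) Every weight $x$ of $V(\lambda)$ has $|x|\le|\lambda|$. The weights in $W\lambda$ (the extremal weights) have multiplicity one.
3. (F3) $V(\lambda)^*\cong V(-w_0\lambda)$. Outside type $A$, the map $-w_0$ is the identity except for $D_n$ with $n$ odd and for $E_6$, where it is the nontrivial diagram automorphism of order 2 (for $D_n$ it is $\lambda_n\mapsto-\lambda_n$).

**Definition (Casimir algebra).** For $\alpha\in\Phi_+$ let $\mathfrak{sl}_2^\alpha=\langle e_\alpha,f_\alpha,h_\alpha\rangle$ and $\kappa_\alpha=e_\alpha f_\alpha+f_\alpha e_\alpha+\frac12h_\alpha^2\in U\mathfrak g$. The Casimir algebra $\mathcal C=\mathcal C_{\mathfrak g}$ is the unital subalgebra of $U\mathfrak g$ generated by all $\kappa_\alpha$.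

Each $\kappa_\alpha$ commutes with $\mathfrak h$, so $\mathcal C$ acts on $V[0]$. "Submodule" of $V[0]$ and "irreducible" will always refer to $\mathcal C$. The element $\kappa_\alpha$ is the canonical Casimir element of $\mathfrak{sl}_2^\alpha$ and does not depend on the choice of $e_\alpha,f_\alpha$; in particular it is the same for $\alpha$ and $-\alpha$.

**Definition (the involution on a module).** $\Theta$ is the automorphism of $\mathfrak g$ with $\Theta=-1$ on $\mathfrak h$, $\Theta(e_i)=-f_i$, $\Theta(f_i)=-e_i$ on Chevalley generators; $\Theta^2=1$. The twist of a simple module $V$ by $\Theta$ has the negatives of the weights of $V$, so it is $V^*$. If $V\cong V^*$ there is therefore a linear isomorphism $\Theta_V:V\to V$, unique up to a nonzero scalar, with $\Theta_V(Xv)=\Theta(X)\Theta_V(v)$. It maps $V[\mu]$ to $V[-\mu]$ and preserves $V[0]$. We write $\Theta_\lambda=\Theta_{V(\lambda)}$. A linear map $T$ with $T(Xv)=\Theta(X)T(v)$ is said to intertwine along $\Theta$.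

Since $\Theta(\mathfrak g_\alpha)=\mathfrak g_{-\alpha}$, we have $\Theta(e_\alpha)=cf_\alpha$ and $\Theta(f_\alpha)=c'e_\alpha$, and $\Theta(h_\alpha)=-h_\alpha$ gives $cc'=1$. So
$$\Theta(e_\alpha)=cf_\alpha,\qquad \Theta(f_\alpha)=c^{-1}e_\alpha,\qquad \Theta(\kappa_\alpha)=\kappa_\alpha.\tag{2.1}$$

**Example ($\mathfrak{sl}_2$).** On $\mathbb C^2=\langle x,y\rangle$ with $ey=x$, $fx=y$, the map $x\mapsto y$, $y\mapsto-x$ intertwines along $\Theta$: it sends $ey=x$ to $y=-f(-x)$ and $fx=y$ to $-x=-e(y)$. On binary forms of degree $2k$ the zero weight space is the line $\mathbb C(xy)^k$, where the induced map is $(-1)^k$. Both properties in question hold trivially.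

**Example (adjoint module).** For $V=\mathfrak g$ we have $V[0]=\mathfrak h$ and $\Theta_V=\Theta$, the scalar $-1$ on $\mathfrak h$. Further $\kappa_\alpha h=2[e_\alpha,[f_\alpha,h]]=2\alpha(h)h_\alpha$. A subspace of $\mathfrak h$ stable under $\mathcal C$ either contains $h_\alpha$ or lies in the hyperplane $\alpha=0$. If it contains $h_\alpha$ it contains $h_\beta$ for every $\beta$ with $\beta(h_\alpha)\neq0$, and since $\Phi$ is irreducible it contains all $h_\beta$. If it contains no $h_\alpha$ it is killed by all roots. So $\mathfrak h$ is irreducible.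

**Definition (good and bad).** $V(\lambda)$, or $\lambda$, is good if it is self-dual, $V(\lambda)[0]\ne0$, and $\Theta_\lambda$ is scalar on $V(\lambda)[0]$. It is bad if $V(\lambda)[0]\neq0$ and it is not good.

For example $\lambda=0$ and $\lambda=\theta$ are good. For $\mathfrak{sl}_3$ the module $V(3\varpi_1)$ is bad, since it has a zero weight and is not self-dual. In classical types we use the coordinates $\lambda=(\lambda_1,\dots,\lambda_n)$, omit trailing zeros, and write $(a^p,b^q,\dots)$ for repetitions. In exceptional types we use Bourbaki numbering.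

**Theorem 1.** Let $\mathfrak g$ be complex simple, and $V=V(\lambda)$ simple, self-dual, with $V[0]\neq0$. Then $V[0]$ is irreducible under $\mathcal C_{\mathfrak g}$ if and only if $\Theta_V$ is scalar on $V[0]$. If $\mathfrak g$ is not of type $A$ or $G_2$ and $\lambda\ne0$, this happens exactly for the following weights ($r\ge1$, $k\ge1$):

* $B_n$, $n\ge3$: $(1^c)$ with $1\le c\le n$; $(r)$; $(2,2)$.
* $C_2\,(=B_2)$: $(2r,0)$ and $(r,r)$ in $\mathfrak{sp}_4$-coordinates.
* $C_n$, $n\ge3$: $(1^{2k})$; $(2r)$; $(2,2)$; also $(2,2,2)$ if $n=3$ and $(2,2,2,2)$ if $n=4$.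
* $D_n$, $n\ge4$: $(1^{2k})$ with $2k<n$, and $(1^{n-1},\pm1)$ if $n$ is even; $(2r)$; $(2,2)$; also $(r,r,r,\pm r)$ if $n=4$.
* $E_6$: $\omega_2,\,2\omega_2,\,\omega_1+\omega_6$. $E_7$: $\omega_1,\,2\omega_1,\,\omega_6,\,2\omega_7$. $E_8$: $\omega_8,\,2\omega_8,\,\omega_1$. $F_4$: $\omega_4,\,2\omega_4,\,\omega_1,\,2\omega_1$.

The equivalence in the first part is stated as a conjecture in J. J. Millson and V. Toledano-Laredo, "Casimir Operators and Monodromy Representations of Generalised Braid Groups", arXiv:math/0305062 (2003). We may use the following known cases (K): the equivalence holds for $\mathfrak{sl}_n$ and $\mathfrak g_2$, and for $\mathfrak{so}_{2n},\mathfrak{so}_{2n+1},\mathfrak{sp}_{2n}$ when $\lambda_i=0$ for all $i>n/2$.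

**Irreducible implies scalar.** By (2.1), $\Theta_V\kappa_\alpha v=\Theta(\kappa_\alpha)\Theta_Vv=\kappa_\alpha\Theta_Vv$. So $\Theta_V$ commutes with $\mathcal C$ on $V[0]$, and Schur's lemma applies.

**Diagram automorphisms.** A diagram automorphism $\sigma$, permuting Chevalley generators, commutes with $\Theta$ and permutes the $\kappa_\alpha$. If we twist $V$ by $\sigma$, the zero weight space and the image of $\mathcal C$ on it do not change, and the same operator $\Theta_V$ serves. So twisting changes neither goodness nor irreducibility.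

For the other implication we prove two things outside types $A$ and $G_2$: every good $\lambda\neq 0$ is on the list (Sections 4–7 and 16), and every $\lambda$ on the list has irreducible $V[0]$ (Sections 9–15, with (K) for a few families).

## 3. Carrying a non-scalar involution from one module to another

**Lemma 1 (products).** If $\lambda,\mu$ are self-dual, $\lambda$ is bad, and $\mu\in Q$, then $\lambda+\mu$ is bad.

*Proof.* The weight $\lambda+\mu$ is self-dual by (F3). Let $\pi:V(\lambda)\otimes V(\mu)\to V(\lambda+\mu)$ be the multiplication of $R$. Both $\Theta_{\lambda+\mu}\circ\pi$ and $\pi\circ(\Theta_\lambda\otimes\Theta_\mu)$ are nonzero maps that intertwine along $\Theta$, that is, $\mathfrak g$-maps into the twist of $V(\lambda+\mu)$, which is isomorphic to $V(\lambda+\mu)$. Such maps form a one-dimensional space, so the two are proportional. Since $\Theta^2=1$, the operators $\Theta_\lambda^2,\Theta_\mu^2$ commute with $\mathfrak g$ and are nonzero scalars, so $\Theta_\lambda,\Theta_\mu$ are diagonalizable. As $\lambda$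 is self-dual and bad, there are eigenvectors $x,x'\in V(\lambda)[0]$ with different eigenvalues; let $y\in V(\mu)[0]$ be an eigenvector, which exists by (F1). Because $R$ is a domain, $xy$ and $x'y$ are nonzero. They are eigenvectors of $\Theta_{\lambda+\mu}$ in $V(\lambda+\mu)[0]$ with different eigenvalues. $\square$

**Lemma 2 (restriction).** Let $\Psi=-\Psi\subset\Phi$ be a closed subsystem, $\mathfrak l=\mathfrak h\oplus\bigoplus_{\alpha\in\Psi}\mathfrak g_\alpha=\mathfrak l_1\oplus\mathfrak l_2$ with $\mathfrak l_1$ a simple ideal and $\mathfrak l_2$ the complementary reductive ideal (which contains the center). Let $W'=W_1\otimes W_2\subset V$ be a simple $\mathfrak l$-submodule with $W'[0]\ne0$. If $V$ is good, then $W_1$ is self-dual and good for $\mathfrak l_1$.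

*Proof.* $\Theta$ preserves $\mathfrak l$, and $\Theta_V$ is scalar on $W'[0]\subset V[0]$. Since $W'=U(\mathfrak l)W'[0]$, we get $\Theta_VW'=U(\mathfrak l)\Theta_VW'[0]=W'$. So $W'$ is isomorphic to its twist by $\Theta|_{\mathfrak l}$. As $\Theta=-1$ on $\mathfrak h$, the twist has the weights of $W'^*$, hence it is $W'^*$. Thus $W'\cong W'^*$ and $W_i\cong W_i^*$ for $i=1,2$.

$\Theta$ preserves $\mathfrak l_1$ and $\mathfrak l_2$, which are spanned by root spaces and parts of $\mathfrak h$. By the same weight argument there are $\Theta_i:W_i\to W_i$ intertwining along $\Theta|_{\mathfrak l_i}$, and by Schur's lemma $\Theta_V|_{W'}$ is a multiple of $\Theta_1\otimes\Theta_2$. This is scalar on $W'[0]=W_1[0]\otimes W_2[0]$, so $\Theta_1$ is scalar on $W_1[0]$. Finally, $\Theta|_{\mathfrak l_1}$ is $-1$ on the Cartan subalgebra of $\mathfrak l_1$, as is a Chevalley involution of $\mathfrak l_1$; so the two differ by an automorphism that is trivial on the Cartan subalgebra, i.e. by $\mathrm{Ad}(t)$ with $t$ in the torus. Since $t$ acts trivially on zero weight vectors, the Chevalley involution of $\mathfrak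 l_1$ is also scalar on $W_1[0]$. $\square$

To apply Lemma 2 one needs simple $\mathfrak l$-submodules. Fix any positive system of $\Psi$. A nonzero weight vector killed by the positive root vectors of $\mathfrak l$ is called $\mathfrak l$-highest. We use three facts.

1. An $\mathfrak l$-highest vector of weight $\nu$ generates a simple $\mathfrak l$-module $W'$ of highest weight $\nu$, and $W'[0]\ne0$ if and only if $\nu\in\mathbb Z\Psi$. Indeed the weights of $W'$ lie in $\nu+\mathbb Z\Psi$. Conversely, if $\nu\in\mathbb Z\Psi$, then $\nu$ vanishes on the center of $\mathfrak l$ and lies in the root lattice of the semisimple part, so (F1) applies.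
2. A product in $R$ of $\mathfrak l$-highest vectors is $\mathfrak l$-highest, since it is nonzero and root vectors act by derivations.
3. An extremal vector of weight $x\in W\lambda$ with $(x,\alpha)\ge0$ is killed by $e_\alpha$, since $|x+\alpha|^2=|x|^2+2(x,\alpha)+|\alpha|^2>|\lambda|^2$.

**Lemma 3 ($A_2$-criterion).** If $V$ contains a vector of weight $a+2b$ or $2a+b$ that is highest for a closed $A_2$-subsystem with simple roots $a,b$, then $V$ is bad.

*Proof.* Take $\mathfrak l=\mathfrak h+A_2$, with $\mathfrak l_1=A_2$ and $\mathfrak l_2$ its center. The weight lies in $\mathbb Z\Psi$, so $W'[0]\ne0$. Since $\varpi_a=\frac13(2a+b)$, $\varpi_b=\frac13(a+2b)$, the module $W_1$ has highest weight $3\varpi_b$ or $3\varpi_a$ and is not self-dual. By Lemma 2, $V$ is not good; and $V[0]\supset W'[0]\neq0$. $\square$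

**Example.** For $\mathfrak{so}_7$ let $\mathbb C^7$ have basis $v_{\pm1},v_{\pm2},v_{\pm3},v_0$ of weights $\pm\varepsilon_i,0$. In $R$, the product $(v_1\wedge v_2\wedge v_{-3})\cdot v_{-3}$ of elements of $\Lambda^3\mathbb C^7=V(1,1,1)$ and $\mathbb C^7=V(1)$ lies in $V(2,1,1)$ and has weight $\varepsilon_1+\varepsilon_2-2\varepsilon_3=a+2b$ for $a=\varepsilon_1-\varepsilon_2$, $b=\varepsilon_2-\varepsilon_3$. The root vectors of $a$ and $b$ send $v_2\mapsto v_1$, $v_{-1}\mapsto-v_{-2}$, respectively $v_3\mapsto v_2$, $v_{-2}\mapsto-v_{-3}$, and kill both factors. So $V(2,1,1)$ is bad.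

## 4. Rank two: the weight $(3,1)$ of $\mathfrak{sp}_4$

This section supplies a seed for Lemma 1 that Lemma 3 does not give, and settles rank two. We use coordinates with roots $\pm2\varepsilon_i$, $\pm\varepsilon_1\pm\varepsilon_2$. The weight $(a,b)$ of $\mathfrak{sp}_4$ is $(\frac{a+b}2,\frac{a-b}2)$ in $\mathfrak{so}_5$-coordinates, so $(3,1)$ corresponds to $(2,1)$.

**Proposition 4.** For $\mathfrak{sp}_4$, the weight $(a,b)$ is bad whenever $a>b\ge1$ and $a+b$ is even.

*Proof.* First let $(a,b)=(3,1)$. The highest weight of $\Lambda^2\mathfrak g$ is $2\varepsilon_1+(\varepsilon_1+\varepsilon_2)=(3,1)$. By Weyl's formula, with $\lambda+\rho=(5,2)$ and $\rho=(2,1)$, $\dim V(3,1)=\frac{(25-4)\cdot5\cdot2}{(4-1)\cdot2\cdot1}=35$. The bracket gives a constituent $\mathfrak g$ of $\Lambda^2\mathfrak g$, and $45=10+35$, so $\Lambda^2\mathfrak g=\mathfrak g\oplus V(3,1)$. The map $\Theta\wedge\Theta$ intertwines along $\Theta$ and preserves both summands, which are self-dual and not isomorphic; on each it is a multiple of the involution of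 that summand.

On $\Lambda^2\mathfrak g[0]$ the map $\Theta\wedge\Theta$ is $+1$ on the line $\Lambda^2\mathfrak h$. By (2.1) it sends $e_\alpha\wedge f_\alpha$ to $f_\alpha\wedge e_\alpha$, so it is $-1$ on the $4$-dimensional span of these vectors. On the summand $\mathfrak g$, whose zero weight space has dimension $2$, it is scalar because $\Theta|_{\mathfrak h}=-1$; as the eigenvalue $+1$ occurs only once, this scalar is $-1$. So on $V(3,1)[0]$ the eigenvalues are $+1$ once and $-1$ twice, and $(3,1)$ is bad.

In general $a>b\ge1$ with $a+b$ even gives $a\ge b+2\geq3$, so $(a,b)=(3,1)+(a-3,b-1)$ with the second weight dominant and of even sum. All modules are self-dual, and Lemma 1 applies. $\square$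

The remaining nonzero weights in the root lattice of $\mathfrak{sp}_4$ are $(2r,0)$ and $(r,r)$. The first is covered by (K) for $\mathfrak{sp}_4$ and the second, which is $(r,0)$ for $\mathfrak{so}_5$, by (K) for $\mathfrak{so}_5$. Their goodness is checked in Section 17.

## 5. Wedge vectors and the bad weights of $\mathfrak{so}_{2n}$

We set up notation for all three classical series. Let $n\ge3$ and let $\mathbb C^N$ have basis $v_{\pm i}$, $1\le i\le n$, plus $v_0$ in type $B_n$, of weights $\pm\varepsilon_i$ and $0$, with an invariant symmetric or symplectic form satisfying $(v_i,v_{-j})=\delta_{ij}$ for $i,j>0$. Put $x_i=v_i\wedge v_{-i}$; these elements of even degree commute under the wedge product, and $x_i\wedge x_i=0$.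

The root vector of $\varepsilon_i-\varepsilon_j$ sends $v_j\mapsto v_i$, $v_{-i}\mapsto-v_{-j}$ and kills the other basis vectors. The subalgebra $\mathfrak{gl}_n$ with roots $\varepsilon_i-\varepsilon_j$ acts on $\langle v_1,\dots,v_n\rangle$ as the standard module and on $\langle v_{-1},\dots,v_{-n}\rangle$ as its dual with dual basis $(v_{-i})$. Hence for each index set $A$ the element $\sum_{i\in A}x_i$ is invariant under $\mathfrak{gl}_A$.

Let $\mathfrak s\cong\mathfrak{sl}_3$ have simple roots $a=\varepsilon_1-\varepsilon_2$, $b=\varepsilon_2-\varepsilon_3$; this $A_2$ is closed. The element $\omega=x_1+x_2+x_3$ is $\mathfrak s$-invariant, and all $v_j$ with $|j|\ge4$ or $j=0$ are killed by $\mathfrak s$. Therefore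
$$v_{-3},\quad v_1\wedge v_2,\quad v_1\wedge v_2\wedge v_{-3},\quad v_{-3}\wedge\omega=v_{-3}\wedge(x_1+x_2),\quad v_{-3}\wedge\omega^2=2v_{-3}\wedge x_1x_2,\quad v_1\wedge v_2\wedge\omega=v_1\wedge v_2\wedge x_3\tag{5.1}$$
and their wedge products with any $v_j$, $|j|\ge4$ or $j=0$, are $\mathfrak s$-highest when nonzero. The mark $(\mathfrak s)$ after a product in $R$ means: the factors are nonzero, $\mathfrak s$-highest by (5.1), and the total weight is $\varepsilon_1+\varepsilon_2-2\varepsilon_3=a+2b$; so Lemma 3 applies. Empty wedge products are $1$.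

Let $V_c=V((1^c))$. It is $\Lambda^c=\Lambda^c\mathbb C^N$ for $B_n$. For $D_n$ it is $\Lambda^c$ if $c<n$, while $\Lambda^n=\Lambda^n_+\oplus\Lambda^n_-$ with $v_1\wedge\dots\wedge v_n\in\Lambda^n_+=V((1^n))$. For $C_n$ it is the kernel $\Lambda^c_0$ of the contraction $\Lambda^c\to\Lambda^{c-2}$. If $\lambda$, drawn as a Young diagram with rows $\lambda_i\ge0$, has columns of lengths $c_1,\dots,c_p$, then $\lambda=\sum(1^{c_i})$ and $V(\lambda)\supset V_{c_1}\cdots V_{c_p}$ in $R$. So to find a vector in $V(\lambda)$ we choose one vector for each column.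

Now let $\mathfrak g$ be of type $D_n$, $n\ge4$. Here $V(\lambda)[0]\ne0$ means $\lambda\in\mathbb Z^n$ with even sum. If $n$ is odd, self-duality means $\lambda_n=0$; if $n$ is even, all $\lambda$ are self-dual. By the diagram automorphism $\lambda_n\mapsto-\lambda_n$ we assume $\lambda_n\ge0$. So for self-dual $\lambda$ a column of length $n$ occurs only for $n$ even.

**Projection to $\Lambda^n_+$.** We need to know when a vector of $\Lambda^n$ has a nonzero component in $\Lambda^n_+$. Let $r_j\in O(2n)$ exchange $v_j$ and $v_{-j}$ and fix the other basis vectors. It has determinant $-1$, so it exchanges $\Lambda^n_+$ and $\Lambda^n_-$, and $r_jx_j=-x_j$. If $0\neq z\in\Lambda^n$ and $r_jz=\pm z$ for some $j$, then $z$ lies in neither $\Lambda^n_+$ nor $\Lambda^n_-$, so both its projections are nonzero. The projections are equivariant, so they preserve weights and the property of being killed by root vectors.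

**Step 1 (families to be excluded).** This step exhibits bad weights of $D_n$ from which all others will follow by Lemma 1.

* (D1) $(2^{c'},1^{2d})$ with $c'\ge1$, $d\ge1$, $c=c'+2d\le n$. The columns are $c$ and $c'$. Put $P=v_4\wedge\dots\wedge v_{c'+2}$ and $P'=v_{-4}\wedge\dots\wedge v_{-c'-2}\wedge x_{c'+3}\cdots x_{c'+1+d}$. The indices are allowed since $c'+d+1\le c'+2d\le n$. The product $(v_1\wedge v_2\wedge v_{-3}\wedge P')\cdot(v_{-3}\wedge P)$ has factors of degrees $3+(c'-1)+2(d-1)=c$ and $c'$ $(\mathfrak s)$. If $c=n$ and $d\ge2$, then $P'$ contains some $x_j$, and we project the first factor to $\Lambda^n_+$ (use $r_j$). If $c=n$ and $d=1$, the first factor is $v_1\wedge v_2\wedge v_{-3}\wedge\dots\wedge v_{-n}$, which lies in $\Lambda^n_+$ since its number $n-2$ of negative indices is even.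
* (D2) $(2^c)$ with $3\le c\le n$, $(c,n)\ne(4,4)$. If $c<n$: $(v_1\wedge v_2\wedge v_{-3}\wedge v_{-4}\wedge\dots\wedge v_{-c})\cdot(v_{-3}\wedge\omega\wedge v_4\wedge\dots\wedge v_c)$, both factors of degree $c$ $(\mathfrak s)$. If $c=n$, then $n$ is even and $n\ge6$. Let $P=v_5\wedge\dots\wedge v_{n-1}$, $P^-=v_{-5}\wedge\dots\wedge v_{-(n-1)}$. The vectors $v_1\wedge v_2\wedge v_{-3}\wedge x_4\wedge P^-$ and $v_{-3}\wedge\omega\wedge x_4\wedge P$ have degree $n$, and $r_4$ changes their sign, so their projections to $\Lambda^n_+$ are nonzero; multiply these projections $(\mathfrak s)$.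
* (D3) $(3,1^{e-1})$ with $e$ even, $2\le e\le n$. The columns are $e,1,1$: $(v_1\wedge v_2\wedge x_4\cdots x_{3+(e-2)/2})\cdot v_{-3}\cdot v_{-3}$ $(\mathfrak s)$. Here $3+\frac{e-2}2\le n$ because $e+4\le2n$. If $e=n\ge4$, the factor $x_4$ is present and we project to $\Lambda^n_+$.
* (D4) $(3,3)$: $(v_1\wedge v_2)\cdot(v_{-3}\wedge v_4)\cdot(v_{-3}\wedge v_{-4})$ $(\mathfrak s)$.

**Step 2 (what remains).** Let $\lambda\ne0$ be good with $\lambda_n\ge0$. Columns of even length lie in $Q$ individually; since $|\lambda|$ is even, columns of odd length occur an even number of times. Every column occurring gives a self-dual weight. If $\lambda$ had columns $c>c'\ge1$ of the same parity, then $\lambda=(2^{c'},1^{c-c'})+\mu$ with the first summand in $Q$ and bad by (D1), and $\mu=\lambda-(2^{c'},1^{c-c'})\in Q$ self-dual; by Lemma 1, $\lambda$ would be bad. So all even columns have one length $e$ (say $t$ of them), and all odd ones have one length $o$ (say $2s$ of them). By the same use of Lemma 1: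

* If $s\ge1$ then $o=1$, by (D2) with $c=o$.
* Not both $s\ge1$ and $t\ge1$, by (D3).
* If $s=0$ and $t\ge2$, then (D2) with $c=e$ forces $e=2$ or $e=4=n$; and for $e=2$, (D4) forces $t=2$.

If $t=0$, then $\lambda=(2s)$. If $s=0$ and $t=1$, then $\lambda=(1^e)$. Restoring the sign of $\lambda_n$,
$$\lambda\neq0\text{ good}\ \Rightarrow\ \lambda\in\{(1^{2k})\ (\text{last sign }\pm\text{ if }2k=n),\ (2r),\ (2,2)\}\cup\{(r,r,r,\pm r):n=4\}.\tag{5.2}$$

## 6. Bad weights of $\mathfrak{so}_{2n+1}$

Let $\mathfrak g$ be of type $B_n$, $n\ge3$. All modules are self-dual, $Q=\mathbb Z^n$, and every column lies in $Q$.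

**Step 1 (families to be excluded).** These cover every pair of different columns, and repeated long columns.

* (B1) $(2^{c'},1^{2d})$ with $c',d\ge1$, $c'+2d\le n$: the vector of (D1), without projection since $\Lambda^n$ is simple $(\mathfrak s)$.
* (B1′) $(2^{c'},1^{c-c'})$ with $c\le n$, $c'\ge1$, $c-c'\ge1$ odd. Let $\mathfrak l=\mathfrak{so}_5\oplus\mathfrak{so}_{2n-4}$, acting on the indices $\{0,\pm1,\pm2\}$ and on the others. The product $(v_1\wedge v_2\wedge v_3\wedge\dots\wedge v_c)\cdot(v_1\wedge v_3\wedge\dots\wedge v_{c'+1})$ is $\mathfrak l$-highest: the first factor is the highest vector of $V_c$, and in the second $v_1$ is highest for $\mathfrak{so}_5$ and $v_3\wedge\dots\wedge v_{c'+1}$ is highest for $\mathfrak{so}_{2n-4}$. Its weight is $(2,1)$ on $\mathfrak{so}_5$ plus $(2^{c'-1},1^{c-c'-1})$ on the rest, of even sum $2(c'-1)+(c-c'-1)$. For $n\ge4$ this lies in the root lattice of $\mathfrak l$. For $n=3$ the algebra $\mathfrak{so}_2$ is central and its weight must be $0$: this holds for $(c,c')=(2,1)$, and for $(c,c')=(3,2)$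 we take $v_1\wedge v_{-3}$ as second factor, which gives the weight $(2,1;0)$. Now Lemma 2 applies with $\mathfrak l_1=\mathfrak{so}_5$, since $(2,1)$ is bad by Proposition 4.
* (B2) $(2^c)$ with $3\le c\le n$: the first vector of (D2), which makes sense for all $c\le n$ here $(\mathfrak s)$.
* (B3) $(3,3)$: $(v_1\wedge v_2)\cdot(v_{-3}\wedge v_0)^2$ $(\mathfrak s)$.

**Step 2 (what remains).** If $\lambda\ne0$ is good, then by Lemma 1 with (B1), (B1′) all columns have one length $c$. If $c\ge3$ there is one column by (B2); if $c=2$ there are at most two by (B3). So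
$$\lambda\ne0\text{ good}\ \Rightarrow\ \lambda\in\{(1^c),\ (r),\ (2,2)\}.\tag{6.1}$$

## 7. Bad weights of $\mathfrak{sp}_{2n}$

Let $\mathfrak g$ be of type $C_n$, $n\ge3$. All modules are self-dual, and $\lambda\in Q$ means that $|\lambda|$ is even. The factors of our products must now be primitive, i.e. lie in $\Lambda^c_0$. If $v_A$ is a wedge of vectors $v_{\pm i}$, one for each $i\in A$, and $f$ is a squarefree polynomial in the $x_j$, $j\notin A$, then only the pairs inside the $x_j$ contribute to the contraction, and it sends $v_A\wedge f$ to $\pm v_A\wedge\partial f$ with $\partial=\sum_j\partial/\partial x_j$. A product of differences $x_p-x_q$ over disjoint pairs of variables is killed by $\partial$.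

**Step 1 (families to be excluded).** This is the symplectic analogue of the previous lists.

* (C1) $(2^{c'},1^{2d})$ with $c',d\ge1$, $c=c'+2d\le n$: $(v_1\wedge v_2\wedge v_{-3}\wedge v_{-4}\wedge\dots\wedge v_{-c'-2}\wedge f)\cdot(v_{-3}\wedge v_4\wedge\dots\wedge v_{c'+2})$, where $f$ is a product of $d-1$ differences in the $n-2-c'\ge2(d-1)$ variables $x_j$, $j>c'+2$. The degrees are $3+(c'-1)+2(d-1)=c$ and $c'$ $(\mathfrak s)$.
* (C2) $(2^c)$ with $c\ge3$, $n\ge4$, $(c,n)\ne(4,4)$. If $c<n$: $(v_1\wedge v_2\wedge v_{-3}\wedge v_{-4}\wedge\dots\wedge v_{-c})\cdot(v_{-3}\wedge(x_1+x_2-2x_n)\wedge v_4\wedge\dots\wedge v_c)$ $(\mathfrak s)$. If $c=n\ge5$, put $P=v_4\wedge\dots\wedge v_{n-2}$, $P^-=v_{-4}\wedge\dots\wedge v_{-(n-2)}$ and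
$$g=(x_1-x_{n-1})(x_n-x_2)+(x_1-x_n)(x_{n-1}-x_2)=-2x_1x_2+(x_1+x_2)(x_{n-1}+x_n)-2x_{n-1}x_n .$$
 Then $\partial g=0$, and by (5.1) each of $v_{-3}\wedge x_1x_2$, $v_{-3}\wedge(x_1+x_2)$, $v_{-3}$ is $\mathfrak s$-highest of weight $-\varepsilon_3$, so $v_{-3}\wedge g\wedge P$ is $\mathfrak s$-highest. Take $(v_1\wedge v_2\wedge v_{-3}\wedge P^-\wedge(x_{n-1}-x_n))\cdot(v_{-3}\wedge g\wedge P)$, of degrees $3+(n-5)+2=n$ and $1+4+(n-5)=n$ $(\mathfrak s)$.
* (C3) $(3,1^{e-1})$ with $e$ even, $2\le e\le n$: $(v_1\wedge v_2\wedge f)\cdot v_{-3}\cdot v_{-3}$, where $f$ is a product of $(e-2)/2$ differences in the $n-2$ variables $x_3,\dots,x_n$. It has degree at most one in $x_3$, and $v_1\wedge v_2\wedge x_3$ is $\mathfrak s$-highest by (5.1) $(\mathfrak s)$.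
* (C4) $(3,3)$: let $\mathfrak l=\mathfrak{sp}_4\oplus\mathfrak{sp}_{2n-4}$ (indices $\pm1,\pm2$ and the rest). The product $(v_1\wedge v_2)\cdot(v_1\wedge v_3)^2$ is $\mathfrak l$-highest of weight $(3,1;2)$, in the root lattice of $\mathfrak l$. Apply Lemma 2 and Proposition 4.
* (C5) $n=4$, $(3,3,3,3)$: let $\mathfrak l=\mathfrak{sp}_4\oplus\mathfrak{sp}_4$ (indices $1,2$ and $3,4$). The elements $x_1+x_2$ and $x_3+x_4$ are the invariant bivectors of the two factors. So $z=v_1\wedge v_3\wedge(x_2-x_4)=v_1\wedge v_3\wedge\bigl((x_1+x_2)-(x_3+x_4)\bigr)\in\Lambda^4_0$ is $\mathfrak l$-highest of weight $(1,0;1,0)$. The product $(v_1\wedge v_2\wedge v_3\wedge v_4)\cdot z^2$ has weight $(3,1;3,1)$. Lemma 2 and Proposition 4.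
* (C6) $n=3$, $(4,4,4)$ and $(3,3,2)$: let $\mathfrak l=\mathfrak{sp}_4\oplus\mathfrak{sp}_2$. As before $z=v_1\wedge(x_2-x_3)=v_1\wedge\bigl((x_1+x_2)-x_3\bigr)\in\Lambda^3_0$ is $\mathfrak l$-highest of weight $(1,0;0)$. The product $(v_1\wedge v_2\wedge v_3)^2z^2\in V(4,4,4)$ has weight $(4,2;2)$, and $z^2(v_1\wedge v_2)\in V(3,3,2)$ has weight $(3,1;0)$. Both are bad on $\mathfrak{sp}_4$ by Proposition 4; apply Lemma 2.

**Step 2 (what remains).** Let $\lambda\ne0$ be good. As in Section 5, (C1) and Lemma 1 show that all even columns have one length $e$ ($t$ of them) and all odd ones one length $o$ ($2s$ of them).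

Let $n\ge4$. If $s\ge1$ then $o=1$, by (C2). Not both $s\ge1$ and $t\ge1$, by (C3). If $s=0$ and $t\ge2$: by (C2) $e=2$, or $e=4=n$. If $e=2$, then $t=2$ by (C4). If $e=4=n$, then $t=2$ by (C5).

Let $n=3$. If $o=3$ and $s\ge1$, then $t=0$ (else $(3,3,2)$ splits off) and $s=1$ (else $(4,4,4)$ splits off), by (C6); so $\lambda=(2,2,2)$. Otherwise odd columns have length $1$ and even ones have length $2$; they do not both occur by (C3) with $e=2$, and $t\le2$ by (C4) if $s=0$.

In all cases
$$\lambda\neq0\text{ good}\Rightarrow\lambda\in\{(1^{2k}),(2r),(2,2)\}\cup\{(2,2,2):n=3\}\cup\{(2,2,2,2):n=4\}.\tag{7.1}$$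

## 8. Spins on $V[0]$, the Weyl group, and spin lines

We turn to irreducibility. For an $\mathfrak{sl}_2$-module, the spin-$j$ part is the sum of its simple submodules of dimension $2j+1$.

**Hermitian forms.** Fix a compact real form of $\mathfrak g$ and let $x\mapsto x^*$ be the corresponding antilinear anti-automorphism. For every root $\alpha$ (of either sign) choose $e_\alpha\in\mathfrak g_\alpha$ and $f_\alpha=e_\alpha^*\in\mathfrak g_{-\alpha}$ with $[e_\alpha,f_\alpha]=h_\alpha$. Each module $V$ has a positive definite Hermitian form, linear in the first argument, for which $x^*$ acts as the adjoint of $x$. The $\kappa_\alpha$ are self-adjoint. So orthogonal complements of submodules of $V[0]$ are submodules, and $V[0]$ is completely reducible.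

On $V[0]$ we have $h_\alpha=0$ and $e_\alpha f_\alpha=f_\alpha e_\alpha$. On a highest vector of spin $j$, $\kappa_\alpha=h_\alpha+\frac12h_\alpha^2=2j+2j^2$. Hence
$$\kappa_\alpha=2e_\alpha f_\alpha\ \text{ on }V[0],\text{ with eigenvalue }2j(j+1)\text{ on the spin-}j\text{ part: }0,4,12\text{ for }j=0,1,2.\tag{8.1}$$
If spin $j$ occurs in $V[0]$ for $\mathfrak{sl}_2^\alpha$, then $j\alpha$ is a weight of $V$.

The element $n_\alpha=\exp(e_\alpha)\exp(-f_\alpha)\exp(e_\alpha)$ lies in the compact group and induces the reflection $s_\alpha$ on $\mathfrak h$. Let $s_\alpha$ also denote its action on $V[0]$. In the model of binary forms it is $x\mapsto-y$, $y\mapsto x$, and it sends $x^jy^j$ to $(-1)^jx^jy^j$; so $s_\alpha=(-1)^j$ on spin $j$. The torus acts trivially on $V[0]$, so the $s_\alpha$ generate an action of $W$ on $V[0]$. Comparing with (8.1),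
$$\kappa_\alpha=2(1-s_\alpha)\ \text{ on vectors of }V[0]\text{ with only spins }0,1\text{ for }\mathfrak{sl}_2^\alpha.\tag{8.2}$$
The Casimir operator of $\mathfrak g$ restricted to $V(\lambda)[0]$ has no contribution from $\mathfrak h$. Since root vectors dual for the invariant form are $e_\alpha$ and $\frac{(\alpha,\alpha)}2f_\alpha$,
$$\Omega:=\sum_{\alpha>0}\tfrac{(\alpha,\alpha)}2\,\kappa_\alpha=(\lambda,\lambda+2\rho)\quad\text{on }V(\lambda)[0].\tag{8.3}$$

**The adjoint module.** We normalize the form on $V=\mathfrak g$ so that on $\mathfrak h\cong\mathfrak h^*$ it extends the $W$-invariant inner product. From $(h_\alpha,h_\alpha)=([e_\alpha,f_\alpha],h_\alpha)=(f_\alpha,[f_\alpha,h_\alpha])=2|f_\alpha|^2$, and likewise $(h_\alpha,h_\alpha)=-([f_\alpha,e_\alpha],h_\alpha)=-(e_\alpha,[e_\alpha,h_\alpha])=2|e_\alpha|^2$, we get $|e_\alpha|^2=|f_\alpha|^2=2/(\alpha,\alpha)$. Suppose long roots have norm $2$ and put $h^\vee=1+(\theta,\rho)$. Apply (8.3) to $V=\mathfrak g$: $\Omega x=\sum_{\gamma>0}(\gamma,\gamma)\gamma(x)h_\gamma=2\sum_{\gamma>0}(\gamma,x)\gamma$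 must equal $(\theta,\theta+2\rho)x=2h^\vee x$. So
$$\sum_{\gamma>0}(\gamma,x)\gamma=h^\vee x,\qquad(2\theta,2\theta+2\rho)=8+4(\theta,\rho)=4h^\vee+4.\tag{8.4}$$

On $\mathrm{Sym}^2M$ we use the form $(xy,zw)=(x,z)(y,w)+(x,w)(y,z)$. Since $n_\alpha$ is unitary and commutes with $*$ on $\mathfrak g$, it sends $e_\gamma$ to $\zeta e_{s_\alpha\gamma}$ with $|\zeta|=1$ and $f_\gamma$ to $\bar\zeta f_{s_\alpha\gamma}$. Similarly $e_{-\gamma}$ is a phase times $f_\gamma$. So in $\mathrm{Sym}^2\mathfrak g$
$$n_\alpha(e_\gamma f_\gamma)=e_{s_\alpha\gamma}f_{s_\alpha\gamma},\qquad e_{-\gamma}f_{-\gamma}=e_\gamma f_\gamma.\tag{8.5}$$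

**A first approach: the Weyl group.** By (8.2), if no $2\alpha$ is a weight of $V$, then the image of $\mathcal C$ on $V[0]$ is the image of $\mathbb C[W]$, and we only need to decide whether $V[0]$ is an irreducible $W$-module. We will use this several times. It stops as soon as spin $2$ occurs: on spins $0,1,2$ the operator $\kappa_\alpha$ is $0,4,12$ while $s_\alpha$ is $1,-1,1$, so $\kappa_\alpha$ is no longer a function of $s_\alpha$.

**Example ($\mathfrak{sl}_3$, $V=V(2\theta)$).** Let roots have norm $2$. $V\subset\mathrm{Sym}^2\mathfrak g$ contains the extremal vectors $e_\alpha^2$. Using $[f_\alpha,e_\alpha]=-h_\alpha$ and $[f_\alpha,h_\alpha]=2f_\alpha$,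
$$u_\alpha:=\tfrac12f_\alpha^2\cdot e_\alpha^2=\tfrac12f_\alpha\cdot(-2h_\alpha e_\alpha)=h_\alpha^2-2e_\alpha f_\alpha .\tag{8.6}$$
The three vectors $u_\alpha$, $\alpha>0$, are independent, and $s_\beta u_\alpha=u_{s_\beta\alpha}$ by (8.5), with $u_{-\alpha}=u_\alpha$. So $W$ fixes $u=\sum_{\alpha>0}u_\alpha$, and $V[0]$ is reducible under $W$. But $\mathbb Cu$ is not stable under $\mathcal C$. The vector $2\alpha$ has multiplicity one and $3\alpha$ is not a weight, so the eigenspace of $\kappa_\alpha$ for the eigenvalue $12$ is $\mathbb Cu_\alpha$. We have $(u_\alpha,u_\alpha)=8+4=12$ and $(u_\alpha,u_\beta)=2(\alpha,\beta)^2=2$, so $(u,u_\alpha)=16\neq0$. If $\mathbb Cu$ were stable, $u$ would be an eigenvector of the self-adjoint operator $\kappa_\alpha$, not orthogonal to the line $\mathbb C u_\alpha$, hence proportional to $u_\alpha$, which is false.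

So the Weyl group is too small, and the lines $\mathbb Cu_\alpha$ show what to use in its place.

**Lemma 5 (spin lines).** Let $\Sigma\neq\emptyset$ be a set of roots up to sign such that for each $\alpha\in\Sigma$ some spin eigenspace of $\kappa_\alpha$ on $V[0]$ is a line $\mathbb Cu_\alpha$. Suppose the graph on $\Sigma$ that joins $\alpha,\beta$ when $(u_\alpha,u_\beta)\ne0$ is connected. Then the submodule $U$ generated by the $u_\alpha$ is irreducible. If moreover $U^\perp\cap V[0]=0$, then $V[0]$ is irreducible.

*Proof.* The orthogonal projection onto $\mathbb Cu_\alpha$ is a polynomial in $\kappa_\alpha$. So a submodule either contains $u_\alpha$ or is orthogonal to it; and if it contains $u_\alpha$, projecting shows that it contains every neighbor $u_\beta$. Hence a submodule of $U$ contains all the $u_\alpha$, and then is $U$, or is orthogonal to all of them, hence to the submodule $U$ they generate, and then is $0$. If $U^\perp\cap V[0]=0$ then $V[0]=U$. $\square$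

If $k\alpha$ is a weight of multiplicity one and $(k+1)\alpha$ is not a weight, then the spin-$k$ part of $V[0]$ for $\mathfrak{sl}_2^\alpha$ is the line $\mathbb Cf_\alpha^kv_{k\alpha}$ with $0\ne v_{k\alpha}\in V[k\alpha]$. For $w\in V[0]$,
$$w\perp f_\alpha^kv_{k\alpha}\iff(e_\alpha^kw,v_{k\alpha})=0\iff e_\alpha^kw=0.\tag{8.7}$$

## 9. Adjoint and fundamental modules

**Proposition 6.** $V[0]$ is irreducible for the adjoint module of every simple $\mathfrak g$.

This was checked in Section 2. In terms of Lemma 5: $u_\alpha=h_\alpha$ is the spin-$1$ line, the graph is connected because $\Phi$ is irreducible, and $h\perp h_\alpha$ for all $\alpha$ forces $h=0$.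

**Proposition 7.** $V[0]$ is irreducible for: $D_n$ ($n\ge4$) and $(1^{2k})$ with $k\ge1$, $2k<n$, or $(1^{n-1},\pm1)$ with $n$ even; $B_n$ ($n\ge3$) and $(1^c)$, $1\le c\le n$; $C_n$ ($n\ge3$) and $(1^{2k})$, $1\le k\le n/2$.

*Proof.* **Step 1 (action on monomials).** We compute $\kappa_{\varepsilon_i-\varepsilon_j}$ on $x_I=\prod_{i\in I}x_i$. The algebra $\mathfrak{sl}_2$ of the root $\varepsilon_i-\varepsilon_j$ acts on $S=\langle v_i,v_j\rangle$ and on $S^*=\langle v_{-i},v_{-j}\rangle$ and kills the other basis vectors. The elements $1$, $x_i+x_j$ and $x_ix_j$ (up to sign the top form of $S\oplus S^*$) are invariant, and $x_i-x_j$ is the zero weight vector of the adjoint part of $S\otimes S^*$, of spin $1$. From $x_i=\frac12(x_i+x_j)+\frac12(x_i-x_j)$ we get $\kappa x_i=2(x_i-x_j)$, and in all cases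
$$\kappa_{\varepsilon_i-\varepsilon_j}x_I=2(x_I-x_{s_{ij}I}),\tag{9.1}$$
with $s_{ij}$ the transposition. The same holds for $x_I\wedge v_0$.

**Step 2 (type $D_n$, $2k<n$).** We look for operators in $\mathcal C$ diagonal on the basis $x_I$, $|I|=k$, of $\Lambda^{2k}[0]$. Conjugation by $r_j$ of Section 5 takes the root $\varepsilon_i-\varepsilon_j$ to $\varepsilon_i+\varepsilon_j$ and $x_j$ to $-x_j$. So $\kappa_{\varepsilon_i+\varepsilon_j}x_I=2(x_I+x_{s_{ij}I})$ if $I$ splits $\{i,j\}$, that is, $|I\cap\{i,j\}|=1$: exactly one of $x_I,x_{s_{ij}I}$ changes sign under $r_j$. It is $0$ if $I$ does not split $\{i,j\}$. Thus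
$$D_{ij}=\tfrac14(\kappa_{\varepsilon_i-\varepsilon_j}+\kappa_{\varepsilon_i+\varepsilon_j})$$
multiplies $x_I$ by $1$ if $I$ splits $\{i,j\}$ and by $0$ otherwise. These eigenvalues determine the partition $\{I,I^c\}$. As $|I|=k\ne n-k=|I^c|$, they determine $I$. So the joint eigenspaces are the lines $\mathbb Cx_I$, every submodule is spanned by some of the $x_I$, and by (9.1) a submodule containing $x_I$ contains $x_{s_{ij}I}$ for all $i,j$. Hence $V[0]$ is irreducible.

**Step 3 (type $D_n$, $2k=n$).** Now $x_I$ and $x_{I^c}$ are not separated in $\Lambda^n[0]$; we show that they are in $\Lambda^n_\pm$. The joint eigenspaces of the $D_{ij}$ in $\Lambda^n[0]$ are the planes $E_I=\langle x_I,x_{I^c}\rangle$. The equivariant projections to $\Lambda^n_\pm$ commute with the $D_{ij}$, so $E_I=(E_I\cap\Lambda^n_+)\oplus(E_I\cap\Lambda^n_-)$ and the projections $x_I^\pm$ of $x_I$ lie in the two summands. Since $r_jx_I=\pm x_I$, both $x_I^\pm$ are nonzero, so both summands are lines. Hence on $\Lambda^n_\pm[0]$ the joint eigenspaces are the lines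 $\mathbb Cx_I^\pm$, indexed by the partitions $\{I,I^c\}$. Projecting (9.1) gives $\kappa_{\varepsilon_i-\varepsilon_j}x_I^\pm=2(x_I^\pm-x_{s_{ij}I}^\pm)$. If $I$ splits $\{i,j\}$, then $s_{ij}I\neq I$, and $s_{ij}I\ne I^c$ because $|I|=n/2\ge2$. So the second term lies on a different line, all lines are connected, and $\Lambda^n_\pm[0]$ is irreducible.

**Step 4 (type $B_n$).** The basis of $\Lambda^c[0]$ is $x_I$ ($c$ even) or $x_I\wedge v_0$ ($c$ odd), $|I|=\lfloor c/2\rfloor$. The algebra of the root $\varepsilon_i$ acts on $\langle v_i,v_0,v_{-i}\rangle$ as the standard $\mathfrak{so}_3$-module and kills the other $v_j$. In its exterior algebra $1$ has spin $0$, $v_0\in\Lambda^1$ has spin $1$, $x_i\in\Lambda^2$ has spin $1$, and $x_i\wedge v_0\in\Lambda^3$ has spin $0$. So $\kappa_{\varepsilon_i}$ is diagonal in our basis and detects whether $i\in I$. The joint eigenspaces are lines, connected by (9.1). Hence $V[0]$ is irreducible.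

**Step 5 (type $C_n$).** Let $M_k$ be the span of the squarefree monomials of degree $k$ in $x_1,\dots,x_n$. Then $V[0]=K_k:=\ker(\partial:M_k\to M_{k-1})$ by Section 7, and by (9.1) the $\kappa_{\varepsilon_i-\varepsilon_j}$ act as $2(1-s_{ij})$. So it is enough that $K_k$ is irreducible under $S_n$. For $i\le k\le n/2$ the map $\partial:M_i\to M_{i-1}$ is onto: identify $\bigoplus M_i$ with $(\mathbb C^2)^{\otimes n}$ so that $\partial$ is the lowering operator of $\mathfrak{sl}_2$ and $M_i$ has weight $2i-n\le0$. From a weight $m\le0$ the lowering operator is onto the weight space $m-2$, since no simple module has highest weight $m-2<0$. By complete reducibility $M_k\cong K_k\oplus M_{k-1}\cong K_k\oplus K_{k-1}\oplus\dots\oplus K_0$ under $S_n$, and $\dim K_i=\binom ni-\binom n{i-1}>0$. On the other hand $\dim\mathrm{End}_{S_n}M_k$ is the number of $S_n$-orbits on ordered pairs of $k$-subsets, which is $k+1$ (the intersection has $0,\dots,k$ elements). As $M_k$ is a sum of $k+1$ nonzero submodules, each $K_i$ must be irreducible. $\square$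

## 10. The module $V(2\theta)$ in simply laced type

**Proposition 8.** Let $\mathfrak g$ be simply laced of rank at least $2$. Then $V(2\theta)[0]$ is irreducible, and the vectors $u_\alpha=h_\alpha^2-2e_\alpha f_\alpha$, $\alpha>0$, form a basis of it.

*Proof.* Let roots have norm $2$, so $h_\alpha=\alpha$ and $|e_\alpha|=|f_\alpha|=1$. Put $V=V(2\theta)\subset\mathrm{Sym}^2\mathfrak g$. It contains the extremal vectors $e_\alpha^2$ and hence $u_\alpha=\frac12f_\alpha^2\cdot e_\alpha^2$, computed in (8.6).

**Step 1 (the lines and the graph).** This prepares Lemma 5. The weight $2\alpha$ has multiplicity one and $3\alpha$ is not a weight, so $\mathbb Cu_\alpha$ is the spin-$2$ line of $\kappa_\alpha$. For $\beta\ne\pm\alpha$ the vectors $e_\alpha f_\alpha$, $e_\beta f_\beta$ are orthogonal, so $(u_\alpha,u_\beta)=(\alpha^2,\beta^2)=2(\alpha,\beta)^2$. The graph joins non-orthogonal roots and is connected because $\Phi$ is irreducible.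

**Step 2 (the complement vanishes).** We show that the $u_\alpha$ span $V[0]$. Let $w=q+\sum_{\gamma>0}c_\gamma e_\gamma f_\gamma\in V[0]$, $q\in S^2\mathfrak h$, be orthogonal to all $u_\alpha$. Regard $q$ as a quadratic function by $(xy)(\alpha)=(x,\alpha)(y,\alpha)$. Then $(q,\alpha^2)=2q(\alpha)$ and $|e_\alpha f_\alpha|^2=1$, so $0=(w,u_\alpha)=2q(\alpha)-2c_\alpha$, and $c_\alpha=q(\alpha)$.

Since $w$ has no spin-$2$ component for any $\alpha$, and higher spins do not occur, (8.2) gives $\kappa_\alpha w=2(1-s_\alpha)w$ for all $\alpha$. The element $n_\alpha$ acts on $S^2\mathfrak h$ by the reflection and preserves the span of the $e_\gamma f_\gamma$. So the $S^2\mathfrak h$-component of $\Omega w=\sum_{\alpha>0}\kappa_\alpha w$ is $2\sum_{\alpha>0}(1-s_\alpha)q$. For $q=x^2$ we have $(1-s_\alpha)x^2=x^2-(x-(x,\alpha)\alpha)^2=2(x,\alpha)x\alpha-(x,\alpha)^2\alpha^2$. Summing with (8.4), the component is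
$$4h^\vee q-2Tq,\qquad Tq=\sum_{\alpha>0}q(\alpha)\alpha^2 .$$
By (8.3) and (8.4) it equals $(4h^\vee+4)q$. Hence $Tq=-2q$. But $(Tq,q)=2\sum_{\alpha>0}|q(\alpha)|^2\ge0$, so $q=0$, then $c_\alpha=q(\alpha)=0$ and $w=0$.

So the $u_\alpha$ span $V[0]$, and Lemma 5 gives irreducibility. They are independent because $e_\alpha f_\alpha$ occurs only in $u_\alpha$. $\square$

## 11. The modules $V(\theta_s)$ and $V(2\theta_s)$

**Proposition 9.** Let $\theta_s$ be the highest short root. Then $V[0]$ is irreducible for $V(\theta_s)$ in type $F_4$ and for $V(2\theta_s)$ in types $F_4$ and $C_n$, $n\ge3$.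

*Proof.* Let $\Phi_s$ be the set of short roots, $\ell$ their norm, and $M=V(\theta_s)$. The weights of $M$ are $\Phi_s\cup\{0\}$, and those in $\Phi_s$ have multiplicity one. Let $v_\beta\in M[\beta]$ be a unit vector and $m_\beta=f_\beta v_\beta$.

**Step 1 (the lines $\mathbb Cm_\beta$).** We compute norms and reflections. $|m_\beta|^2=(e_\beta f_\beta v_\beta,v_\beta)=2$. As $e_\beta f_\beta=2$ on zero weight vectors of spin $1$, $|f_\beta m_\beta|^2=2|m_\beta|^2=4$, so $f_\beta m_\beta=2\hat v_{-\beta}$ with $\hat v_{-\beta}$ a unit vector of weight $-\beta$. The spin-$1$ part of $M[0]$ for $\beta$ is the line $\mathbb Cm_\beta=\mathbb Cm_{-\beta}$, and there are no higher spins. So $s_\beta$ acts on $M[0]$ as the reflection $x\mapsto x-(x,m_\beta)m_\beta$. If $\alpha$ is long, then $\langle\gamma,\alpha^\vee\rangle\in\{0,\pm1\}$ for $\gamma\in\Phi_s$, so $M$ has only spins $\le\frac12$ for $\mathfrak{sl}_2^\alpha$, and $s_\alpha=1$ on $M[0]$.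

**Step 2 (the graph on short roots).** We show: if $\beta,\gamma\in\Phi_s$, $\gamma\ne\pm\beta$ and $(\beta,\gamma)\neq0$, then $(m_\beta,m_\gamma)\ne0$. Replacing $\gamma$ by $-\gamma$, which does not change $\mathbb Cm_\gamma$, we may assume $s_\gamma\beta=\beta-\gamma$ and $s_\beta\gamma=\gamma-\beta$. Since $n_\gamma$ maps $\mathfrak{sl}_2^\beta$ to $\mathfrak{sl}_2^{\beta-\gamma}$, $s_\gamma\mathbb Cm_\beta=\mathbb Cm_{\beta-\gamma}$; likewise $s_\beta\mathbb Cm_\gamma=\mathbb Cm_{\gamma-\beta}$. If $m_\beta\perp m_\gamma$, then $s_\gamma m_\beta=m_\beta$ and $s_\beta m_\gamma=m_\gamma$, so $\mathbb Cm_\beta=\mathbb Cm_{\beta-\gamma}=\mathbb Cm_{\gamma-\beta}=\mathbb Cm_\gamma$, which contradicts $m_\beta\perp m_\gamma$. The system $\Phi_s$ is irreducible, of type $D_n$ for $C_n$ (with $D_3=A_3$) and of type $D_4$ for $F_4$. So the graph of the lines $\mathbb Cm_\beta$ is connected.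

**Step 3 ($V(\theta_s)$ for $F_4$).** We check the complement in Lemma 5. If $w\in M[0]$ is orthogonal to all $m_\beta$, then $e_\beta w=0$ for all short $\beta$, of either sign, by (8.7). For long $\alpha$, $e_\alpha w\in M[\alpha]=0$. So $w$ is $\mathfrak g$-invariant, and $w=0$. Lemma 5 applies.

**Step 4 (lines and graph for $V(2\theta_s)$).** Let $V=V(2\theta_s)\subset\mathrm{Sym}^2M$; it contains each extremal vector $v_\beta^2$. Put $p_\beta=v_\beta\hat v_{-\beta}$ and
$$u_\beta=\tfrac12f_\beta^2\cdot v_\beta^2=m_\beta^2+v_\beta\cdot f_\beta^2v_\beta=m_\beta^2+2p_\beta .$$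
It spans the spin-$2$ line of $\kappa_\beta$ for $\beta\in\Phi_s$, $\beta>0$. For different positive short $\beta,\gamma$, $(u_\beta,u_\gamma)=2(m_\beta,m_\gamma)^2$. So the graph is connected by Step 2.

**Step 5 (the complement vanishes).** Let $w=q+\sum_\beta c_\beta p_\beta\in V[0]$, with $q\in S^2(M[0])$ and the sum over positive short $\beta$, be orthogonal to all $u_\beta$. As $|p_\beta|^2=1$, $(q,m_\beta^2)+2c_\beta=0$. For short $\beta$ the vector $w$ has no spin-$2$ component; for long $\alpha$ only spins $\le1$ occur in $\mathrm{Sym}^2M$. By (8.2), $\Omega w=\sum_{\alpha>0}(\alpha,\alpha)(1-s_\alpha)w$.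

On $M[0]$ the Casimir operator is the scalar $C_M=(\theta_s,\theta_s+2\rho)$, and by Step 1 it is also $x\mapsto\ell\sum_\beta(x,m_\beta)m_\beta$. The elements $n_\alpha$ preserve $S^2(M[0])$ and the span of the $p_\beta$, and long $s_\alpha$ act trivially on $S^2(M[0])$. Since $(1-s_\beta)x^2=2(x,m_\beta)xm_\beta-(x,m_\beta)^2m_\beta^2$ and $(x^2,m_\beta^2)=2(x,m_\beta)^2$, the $S^2(M[0])$-component of $\Omega w$ is
$$2C_Mq-\tfrac\ell2\sum_\beta(q,m_\beta^2)m_\beta^2 .$$
By (8.3) it equals $(2\theta_s,2\theta_s+2\rho)q=(4\ell+4(\theta_s,\rho))q=(2C_M+2\ell)q$. So $\sum_\beta(q,m_\beta^2)m_\beta^2=-4q$, while the operator on the left is positive semidefinite. Hence $q=0$, all $c_\beta=0$, and $w=0$. Lemma 5 gives irreducibility. $\square$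

For $C_n$ we have $\theta_s=\varepsilon_1+\varepsilon_2$, so $V(2\theta_s)=V(2,2)$. For $F_4$, $\theta_s=\omega_4$.

## 12. The module $V(2\theta)$ for $B_n$ and $F_4$

**Proposition 10.** $V(2\theta)[0]$ is irreducible for $B_n$, $n\ge3$, and for $F_4$.

Here the spin-$2$ lines of the long roots no longer span $V[0]$, so we first find more elements of the module they generate.

*Proof.* Let long roots have norm $2$ and short roots norm $1$. Then $h_\gamma=2\gamma/(\gamma,\gamma)$ and $|e_\gamma|^2=|f_\gamma|^2=2/(\gamma,\gamma)$, so $|e_\gamma f_\gamma|^2$ is $1$ for long and $4$ for short $\gamma$. Let $L,S$ be the sets of positive long and short roots, $r$ the rank, $V=V(2\theta)\subset\mathrm{Sym}^2\mathfrak g$.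

**Step 1 (an irreducible submodule).** For long $\alpha$ the vector $u_\alpha=h_\alpha^2-2e_\alpha f_\alpha$ spans the spin-$2$ line, as in (8.6), and $(u_\alpha,u_{\alpha'})=2(\alpha,\alpha')^2$ for long $\alpha'\ne\pm\alpha$. The long roots form an irreducible system $D_n$ (with $D_3=A_3$), respectively $D_4$. By Lemma 5 the submodule $U$ generated by the $u_\alpha$ is irreducible. Let $N=U^\perp\cap V[0]$. We must show $N=0$.

**Step 2 (formulas).** We record the action of $\kappa_\beta=2e_\beta f_\beta$ on $\mathrm{Sym}^2\mathfrak g[0]$.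

1. $\kappa_\beta(hh')=2[\beta(h)h_\beta h'+\beta(h')hh_\beta]-4\beta(h)\beta(h')e_\beta f_\beta$. Indeed $f_\beta\cdot hh'=\beta(h)f_\beta h'+\beta(h')hf_\beta$, and $e_\beta$ sends this to $\beta(h)(h_\beta h'-\beta(h')e_\beta f_\beta)+\beta(h')(hh_\beta-\beta(h)e_\beta f_\beta)$.
2. $\kappa_\beta(e_\beta f_\beta)=4e_\beta f_\beta-2h_\beta^2$. Indeed $f_\beta\cdot e_\beta f_\beta=-h_\beta f_\beta$, and $e_\beta\cdot(-h_\beta f_\beta)=2e_\beta f_\beta-h_\beta^2$.
3. For $\gamma\ne\pm\beta$, $\kappa_\beta(e_\gamma f_\gamma)$ has no $S^2\mathfrak h$-part: its terms lie in $\mathfrak g_\delta\mathfrak g_{-\delta}$ with $\delta\in\{\gamma,\gamma\pm\beta\}$, $\delta\ne0$.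

**Step 3 (more elements of $U$).** Let $\beta,\beta'$ be orthogonal short roots such that $\alpha=\beta+\beta'$ is a long root. We show
$$t_\beta-t_{\beta'}\in U,\qquad t_\beta:=\beta^2-e_\beta f_\beta .\tag{12.1}$$
We have $\langle\alpha,\beta^\vee\rangle=2$, and $\alpha+\beta$ has norm $5$ and is not a root. So $e_\alpha$ is a highest vector of spin $1$ for $\mathfrak{sl}_2^\beta$. Write $[f_\beta,e_\alpha]=ae_{\beta'}$. Applying $*$, $[f_\beta,e_\alpha]^*=[f_\alpha,e_\beta]$, so $[e_\beta,f_\alpha]=-\bar af_{\beta'}$. Also $2|a|^2=|[f_\beta,e_\alpha]|^2=([e_\beta,[f_\beta,e_\alpha]],e_\alpha)=2|e_\alpha|^2=2$, so $|a|=1$. Since $[f_\beta,f_\alpha]=0$ and $[e_\beta,[f_\beta,e_\alpha]]=2e_\alpha$,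
$$\kappa_\beta(e_\alpha f_\alpha)=2\bigl([e_\beta,[f_\beta,e_\alpha]]f_\alpha+[f_\beta,e_\alpha][e_\beta,f_\alpha]\bigr)=4e_\alpha f_\alpha-2e_{\beta'}f_{\beta'} .$$
By formula 1 with $h_\alpha=\alpha$, $h_\beta=2\beta$, $\beta(h_\alpha)=1$, we have $\kappa_\beta(h_\alpha^2)=8\alpha\beta-4e_\beta f_\beta$. Hence
$$\tfrac14\kappa_\beta u_\alpha=2\alpha\beta-e_\beta f_\beta-2e_\alpha f_\alpha+e_{\beta'}f_{\beta'} .$$
Subtract $u_\alpha=\alpha^2-2e_\alpha f_\alpha$ and use $2\alpha\beta-\alpha^2=(\beta+\beta')(\beta-\beta')=\beta^2-\beta'^2$. This is (12.1). By (8.5), $t_{-\beta}=t_\beta$.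

**Step 4 (shape of $N$).** We translate orthogonality into equations. Let $w=q+\sum_{\gamma>0}c_\gamma e_\gamma f_\gamma\in N$. From $w\perp u_\alpha$ we get $c_\alpha=q(\alpha)$ for long $\alpha$, as in Section 10. From (12.1), $2q(\beta)-4c_\beta=2q(\beta')-4c_{\beta'}$.

Divide $S$, up to sign, into classes of mutually orthogonal short roots. For $B_n$ there is one class $\{\varepsilon_i\}$. For $F_4$ there are three: class 1 is $\{\varepsilon_i\}$, class 2 and class 3 consist of the $\frac12(\pm1,\pm1,\pm1,\pm1)$ with an even, respectively odd, number of minus signs. Each class is up to sign an orthonormal basis, and the sum of two non-proportional members of a class has integral coordinates and norm $2$, so it is a long root. Hence, with constants $k_j$,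
$$c_\alpha=q(\alpha)\ (\alpha\in L),\qquad c_\beta=\tfrac12q(\beta)+k_j\ (\beta\text{ in class }j).$$

**Step 5 (the Casimir relation).** This determines $q$. By formula 1 and (8.4), $q$ contributes $4h^\vee q$ to the $S^2\mathfrak h$-part of $\Omega w=\sum_{\gamma>0}\frac{(\gamma,\gamma)}2\kappa_\gamma w$. By formulas 2 and 3, $c_\gamma e_\gamma f_\gamma$ contributes $\frac{(\gamma,\gamma)}2c_\gamma(-2h_\gamma^2)=-4c_\gamma\gamma^2/(\gamma,\gamma)$. The total is $(4h^\vee+4)q$ by (8.3), (8.4). So
$$q=-\sum_{\gamma>0}\frac{c_\gamma\gamma^2}{(\gamma,\gamma)} .$$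
Let $I=\sum_i\varepsilon_i^2$, so $\sum\beta^2=I$ over each class, and $K=\sum_jk_j$. Inserting the $c_\gamma$,
$$\bigl(1+\tfrac12T_L+\tfrac12T_S\bigr)q=-KI,\qquad T_Xq=\sum_{\gamma\in X}q(\gamma)\gamma^2 .$$
Both $T_X$ are positive semidefinite, since $(T_Xq,q)=2\sum_{X}|q(\gamma)|^2$, so the operator on the left is invertible. Since $I(\gamma)=(\gamma,\gamma)$ and the $W$-invariants of $S^2\mathfrak h$ are the multiples of $I$, comparing traces gives $T_LI=2\sum_L\gamma^2=\frac{4|L|}rI$ and $T_SI=\sum_S\gamma^2=\frac{|S|}rI$. Hence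
$$q=-sI,\quad s\Bigl(1+\frac{2|L|}r+\frac{|S|}{2r}\Bigr)=K,\quad c_\alpha=-2s\ (\alpha\in L),\quad c_\beta=-\tfrac s2+k_j .$$

**Step 6 (orthogonality to the invariant).** This gives the second equation between $s$ and $K$. The invariant of $\mathrm{Sym}^2\mathfrak g$ is $I+\sum_{\gamma>0}(\gamma,\gamma)e_\gamma f_\gamma$. It is orthogonal to $V$. As $(I,I)=2r$,
$$0=-2rs-4s|L|+4\sum_{\beta\in S}c_\beta .$$
For $B_n$: $r=|S|=n$, $|L|=n(n-1)$, $K=k_1=s(2n-\frac12)$, so $\sum_Sc_\beta=ns(2n-1)$, and the right side is $s(-2n-4n^2+4n+8n^2-4n)=s(4n^2-2n)$. So $s=0$, then $k_1=0$ and $w=0$.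

For $F_4$: $r=4$, $|L|=|S|=12$, $K=\frac{17}2s$, $4\sum_Sc_\beta=-24s+16K=112s$, and the right side is $-8s-48s+112s=56s$. So $s=0$, $K=0$, $q=0$, and
$$w=k_1E_1+k_2E_2+k_3E_3,\qquad E_j=\sum_{\beta\text{ in class }j}e_\beta f_\beta,\qquad k_1+k_2+k_3=0 .$$

**Step 7 (the last two parameters for $F_4$).** We compute the coefficient of $e_\gamma f_\gamma$, $\gamma$ in class 1, in $\Omega w=\sum_L\kappa_\alpha w+\frac12\sum_S\kappa_\beta w$.

* Long $\alpha$: short root vectors have spin $\le\frac12$ for $\mathfrak{sl}_2^\alpha$, so their products have spin $\le1$ and $\kappa_\alpha=2(1-s_\alpha)$ on the $E_j$. Reflection in $\pm\varepsilon_i\pm\varepsilon_j$ preserves class 1 and the parity of minus signs, so $s_\alpha E_j=E_j$ by (8.5). Contribution $0$.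
* $\beta=\gamma$: formula 2 gives coefficient $4$ on $e_\gamma f_\gamma$.
* $\beta$ in class 1, $\beta\perp\gamma$ (three of them): $\gamma\pm\beta$ are long roots and $\gamma\pm2\beta$ are not roots. So $e_\gamma$ and $f_\gamma$ are zero weight vectors of spin $1$ for $\mathfrak{sl}_2^\beta$, on which $e_\beta f_\beta=f_\beta e_\beta=2$. In $\kappa_\beta(e_\gamma f_\gamma)=2e_\beta f_\beta\cdot(e_\gamma f_\gamma)$ the terms where both operators hit the same factor give $2(2+2)e_\gamma f_\gamma$; the mixed terms lie in $\mathfrak g_\delta\mathfrak g_{-\delta}$ with $\delta=\gamma\pm\beta$ long. Coefficient $8$.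
* By the last two items applied to an arbitrary class, if $\beta,\gamma'$ lie in the same class and $\gamma'\ne\pm\gamma$, then $\kappa_\beta(e_{\gamma'}f_{\gamma'})$ has no $e_\gamma f_\gamma$-term.
* If $\beta$ and $\gamma'$ are in different classes, $(\beta,\gamma')=\pm\frac12$ and $e_{\gamma'},f_{\gamma'}$ have spin $\frac12$ for $\mathfrak{sl}_2^\beta$. So $\kappa_\beta=2(1-s_\beta)$ on the two $E_j$ of the other classes, and $s_\beta$ interchanges these two classes. For $\beta$ in class 1, no class-1 term arises from $E_2,E_3$. For each of the four $\beta$ in class 2, the coefficient from $k_1E_1+k_3E_3$ is $2k_1-2k_3$. For each of the four $\beta$ in class 3 it is $2k_1-2k_2$.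

The total coefficient is
$$\tfrac12\bigl[(4+24+16)k_1-8(k_2+k_3)\bigr]=26k_1,$$
using $k_2+k_3=-k_1$. With $\rho=\frac12(11,5,3,1)$ and $\theta=\varepsilon_1+\varepsilon_2$, $h^\vee=1+8=9$ and $\Omega w=40w$. So $26k_1=40k_1$ and $k_1=0$. The computation used only $\Omega w=40w$, the form of $w$, and $\sum k_j=0$. Reflections in short roots permute the three classes transitively, so we may apply it to the images of $w$ under $W$, which have the same form with permuted $k_j$. Hence all $k_j=0$ and $w=0$. $\square$

For $B_n$ and $D_n$ we have $\theta=\varepsilon_1+\varepsilon_2$ and $V(2\theta)=V(2,2)$. For $F_4$, $\theta=\omega_1$.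

## 13. The weights $(2^n)$ for $C_3$ and $C_4$

**Proposition 11.** $V[0]$ is irreducible for $V=V(2^n)$ in type $C_n$, $n\in\{3,4\}$.

*Proof.* Let $(\varepsilon_i,\varepsilon_j)=\delta_{ij}$ and $S_{ij}=\kappa_{\varepsilon_i-\varepsilon_j}+\kappa_{\varepsilon_i+\varepsilon_j}$.

**Step 1 (types).** We decompose $V[0]$ by the long roots. Formula (8.3) reads $\Omega=2\sum_i\kappa_{2\varepsilon_i}+\sum_{i<j}S_{ij}$. With $\rho=(n,\dots,1)$, $\Omega=(\lambda,\lambda+2\rho)=12+24=36$ for $n=3$ and $16+40=56$ for $n=4$. Weights of $V$ have coordinates in $[-2,2]$, so the commuting operators $\kappa_{2\varepsilon_i}$ have spins $j_i\in\{0,1\}$ on $V[0]$. The type of a joint eigenvector is the set $\{i:j_i=1\}$. The part of type $\{1,\dots,n\}$ is a line $\ell_0$: it corresponds to the vectors of weight $(2^n)$, all highest for the subalgebra $\mathfrak{sl}_2^{\,n}$ of the long roots, and $V[(2^n)]$ is a line. For instance, for the $\mathfrak{sp}_4$-module $(2,0)=\mathfrak{sp}_4$ the zero weight space $\mathfrak h$ has the two types $\{1\}$ and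 $\{2\}$, spanned by $h_{2\varepsilon_1}$ and $h_{2\varepsilon_2}$.

**Step 2 (the operators $S_{ij}$).** We compute $S_{ij}$ through $C_{ij}=2\kappa_{2\varepsilon_i}+2\kappa_{2\varepsilon_j}+S_{ij}\in\mathcal C$, the Casimir of $\mathfrak{sp}_4^{ij}$ (roots $\pm2\varepsilon_i,\pm2\varepsilon_j,\pm\varepsilon_i\pm\varepsilon_j$) on $V[0]$. On $V(a,b)$ it is $a(a+4)+b(b+2)$. The $\mathfrak{sp}_4^{ij}$-constituents that meet $V[0]$ have $a\le2$ and $a+b$ even. The following table gives their Casimir values, their restrictions to the long-root $\mathfrak{sl}_2\oplus\mathfrak{sl}_2$ as pairs of spins, and the types $j_ij_j$ on zero weight.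

| constituent | $C_{ij}$ | restriction | types |
|---|---|---|---|
| $(0,0)$ | $0$ | $(0,0)$ | $00$ |
| $(1,1)$ | $8$ | $(\frac12,\frac12)+(0,0)$ | $00$ |
| $(2,0)$ | $12$ | $(1,0)+(0,1)+(\frac12,\frac12)$ | $10,\,01$ |
| $(2,2)$ | $20$ | $(1,1)+(\frac12,\frac12)+(0,0)$ | $11,\,00$ |

The row $(1,1)$ is the $5$-dimensional module, $(2,0)$ is the adjoint module, and $(2,2)$ of dimension $14$ is $\mathrm{Sym}^2$ of the $5$-dimensional module minus a trivial summand. Since $\kappa_{2\varepsilon_i}=4$ on spin $1$, $S_{ij}=20-16=4$ on type $11$ and $S_{ij}=12-8=4$ on types $10,01$. On type $00$, $S_{ij}=C_{ij}\in\{0,8,20\}$, with $20$ only in $(2,2)$.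

**Step 3 ($(2,2)[0]$ is irreducible for $\mathcal C_{\mathfrak{sp}_4}$).** This lets us move from type $00$ to type $11$. The space is two-dimensional, with one line of type $11$ and one of type $00$, separated by $\kappa_{2\varepsilon_i}$. If it were reducible, then by complete reducibility both lines would be invariant. A vector of type $00$ would be an eigenvector of $\kappa_{\varepsilon_i-\varepsilon_j}$ and $\kappa_{\varepsilon_i+\varepsilon_j}$, with eigenvalues in $\{0,4,12\}$ and sum $20$; but sums of two such numbers are $0,4,8,12,16,24$.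

**Step 4 (every nonzero submodule contains $\ell_0$).** Let $N\ne0$ be a submodule with $N\cap\ell_0=0$. It is the sum of its type components $N_\tau$. Choose $\tau$ with $N_\tau\neq0$ and $k=|\tau|$ maximal; then $k<n$. Let $\{i,j\}$ be disjoint from $\tau$. Then $C_{ij}$ commutes with all $\kappa_{2\varepsilon_l}$ and preserves $N_\tau$. Suppose $0\ne w\in N_\tau$ has $C_{ij}w=20w$. Then $w$ lies in the $(2,2)$-isotypic part for $\mathfrak{sp}_4^{ij}$ and $w=v_{00}\otimes m$, with $v_{00}\in(2,2)[0]$ of type $00$ and $m$ in the multiplicity space. By Step 3 some element of $\mathcal C_{\mathfrak{sp}_4^{ij}}\subset\mathcal C$ sends $v_{00}$ to $v_{11}\ne0$ of type $11$, hence $w$ to $v_{11}\otimes m\in N$. This element commutes with the $\kappa_{2\varepsilon_l}$, $l\ne i,j$, so $v_{11}\otimes m$ has type $\tau\cup\{i,j\}$, against the maximality of $k$. So $S_{ij}\le8$ on $N_\tau$ for pairs disjoint from $\tau$. Counting pairs inside $\tau$, mixed pairs and pairs disjoint from $\tau$, for a unit vector $w\in N_\tau$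
$$(\Omega w,w)\le8k+4\tbinom k2+4k(n-k)+8\tbinom{n-k}2 .$$
For $n=3$ and $k=0,1,2$ the right side is $24,24,28$, less than $36$. For $n=4$ and $k=0,1,2,3$ it is $48,44,44,48$, less than $56$. This contradicts Step 1.

If $V[0]$ were reducible, it would be $N\oplus N^\perp$ with both submodules nonzero, and both would contain $\ell_0$, which is impossible. $\square$

## 14. Sums of two orthogonal roots in $E_6,E_7,E_8$

Roots have norm $2$.

**Lemma 12.** Let $\Phi$ be simply laced, $\alpha_i$ a simple root and $J$ the set of the other simple roots. Then $W_J$ is transitive on the roots with $\alpha_i$-coefficient $1$.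

*Proof.* Let $\beta$ be such a root. It is positive, and $W_J$ does not change its $\alpha_i$-coefficient. Moving it by $W_J$ we may assume $(\beta,\alpha)\le0$ for all $\alpha\in J$. Suppose $\beta\ne\alpha_i$. Since $(\beta,\beta)>0$, we have $(\beta,\alpha_i)>0$, so $(\beta,\alpha_i)=1$. As $\beta-\alpha_i$ is a nonnegative combination of $J$, $(\beta,\beta-\alpha_i)\le0$; but $(\beta,\beta-\alpha_i)=2-1=1$. So $\beta=\alpha_i$. $\square$

**Lemma 13.** In types $E_6,E_7,E_8$, $W$ is transitive on roots, on ordered pairs of orthogonal roots, and on ordered pairs of roots with inner product $1$.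

*Proof.* Transitivity on roots is standard. The root $\theta$ is a fundamental weight, so $(\theta,\cdot)$ is the coefficient at one simple root $\alpha_i$. The roots orthogonal to $\theta$ form $\Phi_J$, which is irreducible: $A_5,D_6,E_7$. So $W_J$, which fixes $\theta$, is transitive on the roots orthogonal to $\theta$, and by Lemma 12 on the roots $\beta$ with $(\beta,\theta)=1$. $\square$

By Lemma 13 the sums of two orthogonal roots form one $W$-orbit, of norm $4$. Let $\sigma$ be its dominant element.

**Proposition 14.** For $E_6,E_7,E_8$ the space $V(\sigma)[0]$ is irreducible, and $\sigma=\omega_1+\omega_6$, $\omega_6$, $\omega_1$, respectively.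

*Proof.* **Step 1 ($S^2\mathfrak h$ as a $W$-module).** We show $S^2\mathfrak h=1\oplus S^2_0\mathfrak h$ with $S^2_0\mathfrak h$ irreducible. Let $P$ be the permutation module of $W$ on the lines $\{\pm\alpha\}$. By Lemma 13 there are three orbits on ordered pairs of lines (equal, orthogonal, and the rest, where one can choose signs so that the inner product is $1$). So $\dim\mathrm{End}_WP=3$ and $P=1\oplus A\oplus B$ with distinct irreducibles.

The elements $\alpha^2$ span $S^2\mathfrak h$. Otherwise there is a nonzero quadratic form $q$ with bilinear form $b$ that vanishes on all roots. Let $\alpha_1,\dots,\alpha_k$ ($k\ge2$) be a path in the Dynkin diagram and $\Sigma$ its sum. Then $\Sigma$, $\Sigma-\alpha_1$, $\Sigma-\alpha_k$, $\Sigma-\alpha_1-\alpha_k$ are roots or $0$, so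
$$2b(\alpha_1,\alpha_k)=q(\Sigma)-q(\Sigma-\alpha_1)-q(\Sigma-\alpha_k)+q(\Sigma-\alpha_1-\alpha_k)=0 .$$
Any two simple roots are joined by a path, and $q(\alpha_i)=0$; so $b=0$, a contradiction.

Thus $S^2\mathfrak h$, of dimension $21,28,36$, is a quotient of $P$, of dimension $36,63,120$. It contains the trivial module and is neither $1$ nor $P$, so it is $1\oplus A$ or $1\oplus B$.

**Step 2 (the third constituent of $\mathrm{Sym}^2\mathfrak g$).** We find a module whose zero weight space is $S^2_0\mathfrak h$. Write $\mathrm{Sym}^2\mathfrak g=V(2\theta)\oplus C'$ orthogonally. By Proposition 8, $C'[0]=\{u_\alpha\}^\perp=\{q+\sum_{\alpha>0}q(\alpha)e_\alpha f_\alpha:q\in S^2\mathfrak h\}$, which is isomorphic to $S^2\mathfrak h$ as a $W$-module through $q$. The trivial module occurs once in $\mathrm{Sym}^2\mathfrak g$, and it lies in $C'$. Every constituent has weights in $Q$, so its zero weight space is nonzero, and it is a $W$-submodule. By Step 1 the rest of $C'$ is simple: $C'=1\oplus V(\mu)$ with $V(\mu)[0]\cong S^2_0\mathfrak h$.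

**Step 3 ($V(\mu)$ is good).** This will exclude candidates for $\mu$. The map $\mathrm{Sym}^2\Theta$ sends $V(\mu)$ to a submodule isomorphic to $V(\mu)^*$. It preserves the self-dual constituents $1$ and $V(2\theta)$, which occur once each, so it sends $V(\mu)$ to the only other constituent, $V(\mu)$ itself. So $V(\mu)$ is self-dual, and the restriction of $\mathrm{Sym}^2\Theta$ is $\Theta_\mu$ up to a scalar. By (2.1) $\mathrm{Sym}^2\Theta$ fixes $S^2\mathfrak h$ and all $e_\alpha f_\alpha$. So it is $1$ on $\mathrm{Sym}^2\mathfrak g[0]$, and $\mu$ is good.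

**Step 4 ($\mu=\sigma$).** The weight $\mu\ne0,2\theta$ is dominant and a sum of two elements of $\Phi\cup\{0\}$. Norm $8$ occurs only for $2\theta$, so $\mu$ has norm $2$, $4$ or $6$. If the norm is $2$, then $\mu=\theta$ and $\dim V(\mu)[0]\in\{6,7,8\}$, while $\dim S^2_0\mathfrak h\in\{20,27,35\}$; impossible. If the norm is $6$, then $\mu=\alpha+\beta$ with $(\alpha,\beta)=1$. For the $A_2$ with simple roots $a=\beta$, $b=\alpha-\beta$ we have $\mu=2a+b$, $(\mu,a)=3$, $(\mu,b)=0$. It is closed because $\Phi$ is simply laced. So the extremal vector of weight $\mu$ is highest for it, and $\mu$ is bad by Lemma 3; impossible. So $\mu$ has norm $4$ and is a sum of two orthogonal roots: $\mu=\sigma$.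

**Step 5 (irreducibility).** $V(\sigma)$ has no weight $2\alpha$, since $8>4$. By (8.2) the image of $\mathcal C$ on $V(\sigma)[0]$ is that of $\mathbb C[W]$, and $V(\sigma)[0]\cong S^2_0\mathfrak h$ is irreducible.

**Step 6 (identification of $\sigma$).** In Bourbaki coordinates the following dominant weights are sums of two orthogonal roots. For $E_6$,
$$\omega_1+\omega_6=\varepsilon_8-\varepsilon_7-\varepsilon_6+\varepsilon_5=\tfrac12(\varepsilon_8-\varepsilon_7-\varepsilon_6+\varepsilon_5+\varepsilon_4+\varepsilon_3+\varepsilon_2+\varepsilon_1)+\tfrac12(\varepsilon_8-\varepsilon_7-\varepsilon_6+\varepsilon_5-\varepsilon_4-\varepsilon_3-\varepsilon_2-\varepsilon_1).$$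
For $E_7$, $\omega_6=(\varepsilon_5+\varepsilon_6)+(\varepsilon_8-\varepsilon_7)$. For $E_8$, $\omega_1=2\varepsilon_8=(\varepsilon_8+\varepsilon_7)+(\varepsilon_8-\varepsilon_7)$. $\square$

## 15. The weight $2\omega_7$ of $E_7$

**Proposition 15.** For $E_7$, $V(2\omega_7)[0]$ is irreducible.

*Proof.* The $56$-dimensional module $V(\omega_7)$ is minuscule, and it is symplectic because $2\langle\omega_7,\rho^\vee\rangle=27$ is odd. So $\mathrm{Sym}^2V(\omega_7)\cong\mathfrak{sp}_{56}$ contains $\mathfrak g\oplus V(2\omega_7)$.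

**Step 1 (two orbits on pairs of lines).** We bound the commutant of $W$ on $\mathrm{Sym}^2V(\omega_7)[0]$. This space is the sum of the lines $\mathbb Cv_\mu v_{-\mu}$, $\mu$ a weight of $V(\omega_7)$, and $W$ permutes these lines. All weights have norm $\frac32$, and $|\mu-\nu|^2=3-2(\mu,\nu)$ is even, so $(\mu,\nu)\in\frac12+\mathbb Z$. So for $\nu\ne\pm\mu$ exactly one of $\pm\nu$ has inner product $\frac12$ with $\mu$. By transitivity take $\mu=\omega_7$, and let $(\mu,\nu)=\frac12$. Then $\mu-\nu\in Q$ has norm $2$, so it is a root. Here we use that an element of norm $2$ in $Q$ is a root: write it as a sum of $m$ roots with $m$ minimal; no two of them have negative inner product, since their sum would be a root or $0$; so the norm is at least $2m$ and $m=1$. Moreover $(\omega_7,\mu-\nu)=1$, i.e. its $\alpha_7$-coefficient is $1$. By Lemma 12 the stabilizer $W(E_6)$ of $\omega_7$ is transitive on such roots, hence on such $\nu$. So $W$ has two orbits on ordered pairs of lines, and the commutant has dimension at most $2$.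

**Step 2 (conclusion).** $\mathfrak g[0]$ and $V(2\omega_7)[0]$ are independent nonzero $W$-submodules. So they exhaust $\mathrm{Sym}^2V(\omega_7)[0]$ and are $W$-irreducible. Weights of $V(2\omega_7)$ have norm at most $6<8$, so no $2\alpha$ is a weight. By (8.2), $V(2\omega_7)[0]$ is irreducible under $\mathcal C$. $\square$

## 16. Good weights of the exceptional algebras

We show that a good $\lambda\ne0$ of $E_6,E_7,E_8,F_4$ is on the list. The tool is Lemma 2 for extremal vectors: if $x\in W\lambda$ is dominant for a regular subalgebra $\mathfrak l$ and lies in its root lattice, then the extremal vector of weight $x$ is $\mathfrak l$-highest, and if the component of $x$ on a simple factor $D_m$ or $B_m$ of $\mathfrak l$ is not good, then $\lambda$ is bad. We may move $x$ by the Weyl group of $\mathfrak l$. In the following, "bad" after a vector means that its $D$- or $B$-component is nonzero and not in (5.2), respectively (6.1).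

### $E_8\supset D_8$

**Step 1 (reaching the $D_8$-lattice).** We show that every orbit in $Q$ meets the root lattice of $D_8$. Let $x\in Q$ have half-integral coordinates. If $(x,r)$ is odd for some root $r=\frac12(\pm1,\dots,\pm1)$, then $s_rx=x-(x,r)r$ has integral coordinates and lies in the $D_8$-lattice. If all $(x,r)$ are even, comparing two such $r$ that differ by the signs at $i$ and $j$ shows that $x_i+x_j$ and $x_i-x_j$ are even, so $x_i\in\mathbb Z$, a contradiction.

**Step 2 (the cases).** If $\lambda\ne0$ is good, by (5.2) the $D_8$-dominant elements of $W\lambda$ in the $D_8$-lattice lie in $\{(1^{2k})\ (k\le4,\ \pm\text{ if }k=4),(2r),(2,2)\}$.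

* $(1,1)\sim\theta$.
* $(1^4)=(\varepsilon_1+\varepsilon_2)+(\varepsilon_3+\varepsilon_4)$ and $(2)=(\varepsilon_1+\varepsilon_2)+(\varepsilon_1-\varepsilon_2)$ are conjugate to $\sigma$.
* $(1^6,0,0)=\frac12(1^6,1,1)+\frac12(1^6,-1,-1)$ is a sum of two roots with inner product $1$. By Lemma 13 it is conjugate to $(\varepsilon_1+\varepsilon_2)+(\varepsilon_1+\varepsilon_3)=(2,1,1,0^5)$: bad.
* $(1^8)=2\cdot\frac12(1^8)$ and $(2,2)=2(\varepsilon_1+\varepsilon_2)$ are conjugate to $2\theta$.
* $(1^7,-1)$ has inner product $1$ with the root $\frac12(1^4,(-1)^4)$. Reflection gives $((\frac12)^4,(\frac32)^3,-\frac12)$, whose inner product with $\frac12(1^8)$ is $3$. Reflection gives $((-1)^4,0^3,-2)$, conjugate to $(2,1^4)$: bad.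
* $(2r)$ with $r\ge2$: since $(2)\sim(1^4)$, it is conjugate to $(r^4)$: bad.

So a good $\lambda\neq0$ is one of $\theta,\sigma,2\theta$, that is, $\omega_8,\omega_1,2\omega_8$.

### $E_7\supset D_6\oplus A_1$

The roots are $\pm\varepsilon_i\pm\varepsilon_j$ ($i<j\le6$), $\pm\delta$ with $\delta\perp\varepsilon_i$ and $|\delta|^2=2$, and $\frac12(\pm1,\dots,\pm1)\pm\frac12\delta$ with an even number of minus signs among the six coordinates. Let $Q'$ be the root lattice of $D_6\oplus A_1$. Two roots of the last kind differ by an element of $Q'$, and twice such a root lies in $Q'$, so $Q'$ has index $2$ in $Q$.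

**Step 1 (reaching $Q'$).** Let $x\in Q\setminus Q'$; its first six coordinates are half-integral. If $(x,r)$ is odd for some root $r$ of the last kind, then $s_rx=x-(x,r)r\in Q'$. If all these $(x,r)$ are even, comparing signs at $i,j$ as for $E_8$ gives $x_i\in\mathbb Z$, a contradiction. So every orbit meets $Q'$. Write $x=(y;m)=y+m\delta$ with $y$ $D_6$-dominant and $m\ge0$. If $\lambda$ is good, then by (5.2)
$$y\in\mathcal L=\{0,(1,1),(1^4),(1^5,\pm1),(2r),(2,2)\}\quad\text{for every such }x\in W\lambda .\tag{16.1}$$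

**Step 2 (orthogonal triples).** We classify ordered triples of mutually orthogonal roots in order to move coefficients around. By Lemma 13 we may take the first root to be $\delta$. The roots orthogonal to $\delta$ are the $\pm\varepsilon_i\pm\varepsilon_j$, on which $W(D_6)$ is transitive; take the second to be $\varepsilon_1+\varepsilon_2$. The roots orthogonal to both are $\pm(\varepsilon_1-\varepsilon_2)$, exchanged by a reflection fixing the first two roots, and the roots of $D_4$ on $\varepsilon_3,\dots,\varepsilon_6$, on which $W(D_4)$ is transitive. So there are at most two orbits. Call a triple type I if its half-sum has integral inner products with all roots, and type II otherwise. The type is $W$-invariant and does not depend on the order.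

* $(\delta,\varepsilon_1+\varepsilon_2,\varepsilon_1-\varepsilon_2)$ is of type I. Its half-sum is $\varpi:=\varepsilon_1+\frac12\delta$, whose inner products with all roots lie in $\{0,\pm1\}$, so $\varpi$ is conjugate to the minuscule weight $\omega_7$.
* $(\delta,\varepsilon_1+\varepsilon_2,\varepsilon_3+\varepsilon_4)$ is of type II: pair the half-sum with $\varepsilon_1+\varepsilon_5$ to get $\frac12$.
* $(\varepsilon_1+\varepsilon_2,\varepsilon_1-\varepsilon_2,\varepsilon_3+\varepsilon_4)$ is of type II: pair with $\varepsilon_3+\varepsilon_5$ to get $\frac12$.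
* $(\varepsilon_1+\varepsilon_2,\varepsilon_3+\varepsilon_4,\varepsilon_5+\varepsilon_6)$ is of type II: pair with $\frac12(1^6)+\frac12\delta$ to get $\frac32$.

Hence each type is one $W$-orbit of ordered triples. Moreover the root $\frac12(1^6)+\frac12\delta$ has inner product $1$ with $\varpi$, and reflection gives $\frac12(1,(-1)^5)$, which is $W(D_6)$-conjugate to $\varpi':=\frac12(1^5,-1)$. So $\varpi'\sim\varpi$.

**Step 3 (the cases of (16.1)).** We use (16.1) for all conjugates in $Q'$, up to order and allowed signs.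

* $y=0$: $m\delta\sim(m,m;0)$, in $\mathcal L$ only for $m\le2$: $0,\theta,2\theta$.
* $y=(1,1)$: by Lemma 13, $x\sim(\varepsilon_1+\varepsilon_2)+m(\varepsilon_1-\varepsilon_2)\sim(m+1,|m-1|;0)$, in $\mathcal L$ only for $m=0$ ($\theta$) and $m=1$ ($\sigma$).
* $y=(2r)$, $r\ge1$: $x$ has coefficients $(r,r,m)$ on the type I triple $(\varepsilon_1+\varepsilon_2,\varepsilon_1-\varepsilon_2,\delta)$, so $x\sim r(\varepsilon_1+\varepsilon_2)+m(\varepsilon_1-\varepsilon_2)+r\delta\sim(r+m,|r-m|;r)$. The first part is in $\mathcal L$ only if $m=0$, $r\in\{1,2\}$, or $m=r$. For $m=0,r=1$: $\sigma$. For $m=0,r=2$: $x=(4;0)\sim2(\varepsilon_1+\varepsilon_2)+2(\varepsilon_3+\varepsilon_4)=(2^4;0)$, bad. For $m=r$: $x=2r\varpi\sim2r\varpi'=(r^5,-r;0)$, bad for $r\ge2$; for $r=1$ it is $2\varpi$.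
* $y=(2,2)$: $x\sim2(\varepsilon_1+\varepsilon_2)+m(\varepsilon_1-\varepsilon_2)\sim(2+m,|2-m|;0)$, in $\mathcal L$ only for $m=0$ ($2\theta$) and $m=2$, which gives $(4;0)$, shown bad above.
* $y=(1^4)$: $x$ has coefficients $(1,1,m)$ on the type II triple $(\varepsilon_1+\varepsilon_2,\varepsilon_3+\varepsilon_4,\delta)$. For $m=0$: $\sigma$. For $m\ge1$: $x\sim(\varepsilon_1+\varepsilon_2)+(\varepsilon_1-\varepsilon_2)+m(\varepsilon_3+\varepsilon_4)=(2,0,m,m;0)$, bad.
* $y=(1^6)$: for $m=0$, $x$ is the sum of a type II triple, so $x\sim(2,0,1,1;0)$, bad. For $m=1$, $x=2\bigl(\frac12(1^6)+\frac12\delta\bigr)\sim2\theta$. For $m\ge2$, $x=2\rho'+(m-1)\delta$ with the root $\rho'=\frac12(1^6)+\frac12\delta$ and $(\rho',\delta)=1$; by Lemma 13, $x\sim2(\varepsilon_1+\varepsilon_2)+(m-1)(\varepsilon_1+\varepsilon_3)=(m+1,2,m-1;0)$, bad.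
* $y=(1^5,-1)$: $x=2\varpi'+m\delta$. For $m=0$ it is conjugate to $2\varpi$. For $m\ge1$, note $(\varpi',\delta)=0$; the stabilizer $W(E_6)$ of $\varpi$ is transitive on the roots orthogonal to $\varpi$, which form the irreducible system $E_6$ and include $\varepsilon_2+\varepsilon_3$. So $x\sim2\varpi+m(\varepsilon_2+\varepsilon_3)=(2,m,m;1)$, bad.

So a good $\lambda\neq0$ is one of $\theta,2\theta,\sigma$ or the dominant conjugate of $2\varpi$, that is, $\omega_1,2\omega_1,\omega_6,2\omega_7$.

### $E_6\supset D_5$

**Step 1 (self-dual weights lie in a $D_4$).** Let $\lambda=-w_0\lambda\in Q$. The map $-w_0$ is the nontrivial diagram automorphism, with four orbits on simple roots, so the $(-1)$-eigenspace $E$ of $w_0$, which contains $\lambda$, has dimension $4$. The element $w_0$ fixes $E^\perp$ pointwise, and the pointwise stabilizer of a subspace is generated by the reflections it contains; so $w_0\in W(\Psi)$ with $\Psi=\Phi\cap E$, a parabolic subsystem. Since $w_0=-1$ on $E$, $\Psi$ spans $E$ and $-1\in W(\Psi)$. So the components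 of $\Psi$, of total rank $4$ and of type $A$ or $D_4$, have type $A_1$ or $D_4$. The type $4A_1$ does not occur: a parabolic subsystem is conjugate to a standard one, and the $E_6$ diagram (chain $1,3,4,5,6$ with $2$ attached to $4$) has no four pairwise non-adjacent nodes. Indeed with node $2$ one must omit $4$ and can take at most one of $1,3$ and one of $5,6$; without node $2$ at most three nodes of a chain of five are non-adjacent. So $\Psi$ is of type $D_4$, conjugate to the standard subsystem on the nodes $2,3,4,5$. A base of $\Psi$ extends to a base of $\Phi$, so $\lambda\in Q\cap E$ lies in the root lattice of $\Psi$.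

**Step 2 (use of $D_5$).** Thus $\lambda$ is conjugate to an $x$ in the root lattice of the $D_4$ on nodes $2,3,4,5$, inside the $D_5$ on nodes $1,\dots,5$. Choose coordinates of $D_5$ such that node $1$ is $\varepsilon_1-\varepsilon_2$ and $D_4$ uses $\varepsilon_2,\dots,\varepsilon_5$. Then $x$ has a zero coordinate, and up to $W(D_5)$ we may take $x=(x_1,\dots,x_4,0)$ with $x_1\ge\dots\ge x_4\ge0$ and even sum. Use $\mathfrak l=D_5\oplus$ center. By (5.2), if $\lambda\ne0$ is good then $x\in\{(1,1),(1^4),(2r),(2,2)\}$. Here $(1,1)\sim\theta$, $(2,2)\sim2\theta$, $(1^4)\sim(2)\sim\sigma$. For $r\ge2$, $(2r)\sim r(1^4,0)$ by Lemma 13, which is bad. So a good $\lambda\neq0$ is one of $\omega_2,2\omega_2,\omega_1+\omega_6$.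

### $F_4\supset B_4$

The roots are $\pm\varepsilon_i$, $\pm\varepsilon_i\pm\varepsilon_j$, $\frac12(\pm1,\pm1,\pm1,\pm1)$.

**Step 1 (reaching $\mathbb Z^4$).** We show that every orbit in $Q$ meets $\mathbb Z^4$, the root lattice of $B_4$. If $x\in Q$ has half-integral coordinates and $r=\frac12(s_1,\dots,s_4)$, then $s_rx=x-(\sum s_ix_i)r$. Flipping one sign changes the integer $\sum s_ix_i$ by an odd number, so some choice makes it odd, and then $s_rx\in\mathbb Z^4$.

**Step 2 (the cases).** By (6.1) a good $\lambda\neq0$ is conjugate to $(1^c)$, $(r)$ or $(2,2)$. Here $(1)=\omega_4$, $(1,1)=\omega_1$, $(1^4)=2\cdot\frac12(1^4)\sim(2)=2\omega_4$, $(2,2)=2\omega_1$. Two cases remain.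

* $(1,1,1,0)$: reflection in $\frac12(1,1,-1,1)$ gives $(\frac12,\frac12,\frac32,-\frac12)$, conjugate to $\nu=\varepsilon_1+\frac12(1,1,1,1)$. Put $a=\frac12(1,1,1,1)$, $b=\varepsilon_1-a$. These are short roots with $(a,b)=-\frac12$, simple roots of an $A_2$ of short roots. It is closed, since the sum of two non-orthogonal short roots has norm $0$, $1$, $3$ or $4$, so it is $0$, short, or not a root. Now $\nu=2a+b$ with $(\nu,a)=\frac32$ and $(\nu,b)=0$, so the extremal vector of weight $\nu$ is highest for this $A_2$, and Lemma 3 shows that the weight is bad.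
* $(r)=r\omega_4$ with $r\ge3$: as $\omega_4\in Q$ is self-dual, by Lemma 1 we may take $r=3$. Consider the long $A_2$ with simple roots $a=\varepsilon_1-\varepsilon_2$, $b=\varepsilon_2-\varepsilon_3$, which is closed. The extremal vectors of $V(\omega_4)$ of weights $\varepsilon_1$ and $\frac12(1,-1,-1,\pm1)$ have inner product $1$ with $a$ and $0$ with $b$, so they are highest for it. Their product in $V(3\omega_4)$ is nonzero of weight $(2,-1,-1,0)=2a+b$. By Lemma 3 the weight is bad.

So a good $\lambda\ne0$ is one of $\omega_4,2\omega_4,\omega_1,2\omega_1$.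

## 17. Proof of Theorem 1

For $\mathfrak{sl}_n$ (including $D_3=A_3$) and $\mathfrak g_2$ the equivalence is in (K). In the other types, "irreducible implies scalar" was shown in Section 2, and for $\lambda=0$ the space $V[0]$ is a line. It remains to match the two lists.

**Step 1 (good implies listed).** This is Proposition 4 for $C_2$; (5.2), (6.1), (7.1) for $D_n$, $B_n$, $C_n$; and Section 16 for $E_6,E_7,E_8,F_4$.

**Step 2 (goodness of the families $(r)$ and $(2r)$).** We check it directly because for these families we rely on (K), which asserts an equivalence. Let $V$ have highest weight $(r)$ in type $B_n$ ($n\ge2$), or $(2r')$ with $r=2r'$ in type $C_n$ ($n\ge2$) or $D_n$ ($n\ge4$). It is self-dual, lies in $Q$, and is the Cartan component of $\mathrm{Sym}^r(\mathbb C^N)$, of multiplicity one; so $\mathrm{Sym}^r\Theta_{\mathbb C^N}$ preserves it and restricts to a multiple of $\Theta_V$. Write $\Theta_{\mathbb C^N}v_i=a_iv_{-i}$, $\Theta_{\mathbb C^N}v_{-i}=b_iv_i$, $\Theta_{\mathbb C^N}v_0=\zeta v_0$. The square is a scalar $c$,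 so $a_ib_i=c=\zeta^2$. A zero weight monomial $\prod(v_iv_{-i})^{m_i}v_0^b$ of degree $r=2\sum m_i+b$ is multiplied by $c^{(r-b)/2}\zeta^b=\zeta^r$, or by $c^{r/2}$ if there is no $v_0$. So $\Theta_V$ is scalar on $V[0]$. For $n\ge2$ we have $\lambda_i=0$ for $i>n/2$, so (K) applies and $V[0]$ is irreducible. For $B_2=C_2$ this covers $(2r,0)$ and $(r,r)$. For $D_4$ the weights $(r,r,r,\pm r)$ are images of $(2r,0,0,0)$ under diagram automorphisms, so they are good and $V[0]$ is irreducible by Section 2.

**Step 3 (the other listed weights have irreducible $V[0]$).** The weights $(1^c)$, $(1^{2k})$, $(1^{n-1},\pm1)$ are in Proposition 7. The weight $(2,2)$ is in Proposition 8 for $D_n$, Proposition 9 for $C_n$, and Proposition 10 for $B_n$. The weights $(2,2,2)$ of $C_3$ and $(2,2,2,2)$ of $C_4$ are in Proposition 11. For $E_6,E_7,E_8$, the weight $\theta=\omega_2,\omega_1,\omega_8$ is in Proposition 6, $2\theta$ in Proposition 8, $\sigma=\omega_1+\omega_6,\omega_6,\omega_1$ in Proposition 14, and $2\omega_7$ of $E_7$ in Proposition 15. For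 $F_4$, $\omega_1=\theta$ is in Proposition 6, $\omega_4=\theta_s$ and $2\omega_4$ in Proposition 9, and $2\omega_1=2\theta$ in Proposition 10. All these weights are self-dual and in $Q$, and irreducibility makes them good by Section 2.

By Steps 1 to 3, for $\lambda\ne0$ self-dual in $Q$ outside types $A$ and $G_2$, the three conditions "$\Theta_V$ is scalar on $V[0]$", "$\lambda$ is listed in Theorem 1" and "$V[0]$ is irreducible under $\mathcal C_{\mathfrak g}$" are equivalent. $\blacksquare$
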